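\title{The sixth power of the duality functor on a localized category of modules over a quiver Hecke algebra}

\begin{abstract}
Let $R$ be a quiver Hecke algebra of finite type and let $\mathcal C$ be the localization of its category of finite-dimensional graded modules at the determinantial modules $\mathsf C_i=\mathsf M(w_0\Lambda_i,\Lambda_i)$. The category $\mathcal C$ is rigid, and the sixth power of its left-dual functor $\mathcal D$ sends every simple $R(\beta)$-module $M$ to $M\circ\mathsf C_{\beta+w_0\beta}$, up to a grading shift. Kashiwara, Kim, Oh and Park conjectured that this isomorphism can be chosen functorially in $M$. We show that the conjecture fails whenever $w_0\neq-1$: for the module $M=\mathbf k[x]/(x^4)$ over $R(\alpha_i)$ with $w_0\alpha_i\ne-\alpha_i$ the two sides are not isomorphic. When $w_0=-1$ we reduce the conjecture to a condition on the modules $\mathbf k[x]/(x^n)$, and we determine for which simple Lie algebras and fields it holds. The method is to deform the computation of $\mathcal D^6$ over the ring $\mathbf k[z]/(z^n)$.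
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{The localized category and its duality}

Let $\mathfrak g$ be a Kac--Moody algebra of finite type with index set $I$, simple roots $\alpha_i$, simple coroots $h_i$, Cartan integers $a_{ij}=\langle h_i,\alpha_j\rangle$, fundamental weights $\Lambda_i$, weight lattice $\mathsf P$, dominant weights $\mathsf P_+$, root lattice $\mathsf Q=\bigoplus_i\mathbb Z\alpha_i$, and $\mathsf Q_+=\sum_i\mathbb Z_{\ge0}\alpha_i$. Let $\mathsf W$ be the Weyl group and $w_0$ its longest element, and define $i^*\in I$ by $\alpha_{i^*}=-w_0\alpha_i$.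

Let $R=\bigoplus_{\beta\in\mathsf Q_+}R(\beta)$ be the quiver Hecke algebra of this type over a field $\mathbf k$; generators and relations are recalled in Section~\ref{sec:facts}. The category $R\text{-gmod}$ of finite-dimensional graded $R$-modules is monoidal under the convolution product $\circ$. An $R(\beta)$-module has weight $-\beta$. The algebra $R(\alpha_i)$ is the polynomial ring $\mathbf k[x_1]$, and $L(i)$ is its one-dimensional simple module. For $\Lambda\in\mathsf P_+$ and $\lambda=u\Lambda$, $\mu=v\Lambda$ with $v\le u$ in the Bruhat order, the determinantial module $\mathsf M(\lambda,\mu)$ is the real simple module of weight $\lambda-\mu$ that categorifies the unipotent quantum minor $D(\lambda,\mu)$. Put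
\[
\mathsf C_\Lambda=\mathsf M(w_0\Lambda,\Lambda),\qquad \mathsf C_i=\mathsf C_{\Lambda_i}.
\]
Each $\mathsf C_i$ carries a non-degenerate graded braider $(\mathsf C_i,R_{\mathsf C_i},\phi_i)$, given by the renormalized R-matrices $R_{\mathsf C_i}(X)\colon\mathsf C_i\circ X\to X\circ\mathsf C_i$, which are natural in $X$ and of degree $\phi_i(\operatorname{wt}X)$, and these form a real commuting family of graded braiders. Let $\mathcal C=\widetilde{\mathcal C}_{w_0}$ be the localization of $R\text{-gmod}$ by this family: a monoidal category with a monoidal functor $\Phi\colon R\text{-gmod}\to\mathcal C$ such that every $\Phi(\mathsf C_i)$ is invertible and every $\Phi(R_{\mathsf C_i}(X))$ is an isomorphism, universal with this property. We often omit $\Phi$. In $\mathcal C$ the object $\mathsf C_\lambda=\mathsf C_\Lambda\circ\mathsf C_{\Lambda'}^{\circ-1}$ is defined for every $\lambda=\Lambda-\Lambda'\in\mathsf P$ with $\Lambda,\Lambda'\in\mathsf P_+$. Weights extend to $\mathcal C$ additively, so $\operatorname{wt}\mathsf C_\lambda=w_0\lambda-\lambda$,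 and every object is a finite direct sum of objects of weight $-\beta$ with $\beta\in\mathsf Q$. We write $\mathcal C_\beta$ for the full subcategory of objects of weight $-\beta$.

Grading shifts are ignored throughout. With $q$ the shift functor, a morphism of degree $n$ from $X$ to $Y$ is an element of $\operatorname{Hom}(q^nX,Y)$, we put $\operatorname{Hom}^\bullet(X,Y)=\bigoplus_{n\in\mathbb Z}\operatorname{Hom}(q^nX,Y)$, and ``$\simeq$'' means isomorphic up to a shift. Morphisms are homogeneous of arbitrary degree unless a degree is named. All functors and braiders are compatible with shifts, so the braiders are natural for morphisms of all degrees.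

The following facts are known. The category $\mathcal C$ is rigid. Let $\mathcal D$ be the left-dual functor, with evaluation $\mathrm{ev}\colon\mathcal D(X)\circ X\to\mathbf 1$; for example $\mathcal D(L(i))\simeq\mathsf M(w_0\Lambda_i,s_i\Lambda_i)\circ\mathsf C_i^{\circ-1}$. The functor $\mathcal D$ is exact, and $\mathcal D^6$ is covariant and preserves weights. Moreover
\begin{equation}\label{eq:D3}
\mathcal D^3(L(i))\simeq L(i^*)\circ\mathsf C_{-\alpha_i}\qquad(i\in I),
\end{equation}
and for every $\beta\in\mathsf Q_+$ and every simple $R(\beta)$-module $M$,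
\begin{equation}\label{eq:star}
\mathcal D^6(M)\simeq M\circ\mathsf C_{\beta+w_0\beta}.
\end{equation}
The conjecture posed in \cite{KKOP1} is that \eqref{eq:star} can be chosen functorially in $M\in\mathcal C$. In precise form:

\begin{quote}
\textbf{Conjecture.} For each $\beta\in\mathsf Q$ there are homogeneous isomorphisms $\xi_M\colon\mathcal D^6(M)\to M\circ\mathsf C_{\beta+w_0\beta}$, one for each $M\in\mathcal C_\beta$, which are natural in $M$ with respect to morphisms of all degrees.
\end{quote}

\subsection{What one expects, and what can go wrong}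

Both sides of \eqref{eq:star} are exact functors on $\mathcal C_\beta$, and they agree on all simple objects. Indeed, a simple object of $\mathcal C$ has the form $S\circ\mathsf C_{-\Lambda}$ with $S$ a simple $R$-module; the functor $\mathcal D^6$ is monoidal and fixes the invertible object $\mathsf C_{-\Lambda}$, because the dual of an invertible object is its inverse; and the weight $\gamma=\Lambda-w_0\Lambda$ satisfies $\gamma+w_0\gamma=0$, so it does not change the twist. As the objects of $\mathcal C$ have finite length, it is natural to guess that the two functors are isomorphic.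

Agreement on simple objects says nothing about extensions, and the first extensions to test are the modules
\[
P_n(i)=R(\alpha_i)/(x_1^n)=\mathbf k[x]/(x^n),\qquad n\ge1,
\]
all of whose composition factors are shifts of $L(i)$. A toy example shows one thing that can go wrong. On finite-dimensional graded $\mathbf k[x]$-modules let $\Theta$ be the twist by the automorphism $x\mapsto-x$. Then $\Theta(M)\cong M$ for every $M$. But an isomorphism $\xi\colon\Theta(M)\to M$ satisfies $\xi(-xm)=x\xi(m)$ by linearity, and naturality for the morphism $x\colon M\to M$ asks for $\xi(xm)=x\xi(m)$. For $M=\mathbf k[x]/(x^2)$ both hold only in characteristic $2$. A sign of this kind decides the conjecture in the non-simply-laced types. When $w_0\neq-1$ something coarser happens.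

\subsection{Results}

\begin{theorem}\label{thm:false}
Let $i\in I$ with $i\ne i^*$, let $n\ge4$ and let $M=P_n(i)$. Then $\mathcal D^6(M)\not\simeq M\circ\mathsf C_{\alpha_i+w_0\alpha_i}$. Hence the conjecture fails, over every field, whenever $w_0\ne-1$ on $\mathsf Q$, that is, in types $A_\ell$ $(\ell\ge2)$, $D_{2m+1}$, $E_6$, and for every $\mathfrak g$ with such a component.
\end{theorem}

So the conjecture is false in general, and there is not even an objectwise isomorphism; the smallest case is $\mathfrak{sl}_3$ with $M=R(\alpha_1)/(x_1^4)$. If $w_0=-1$ on $\mathsf Q$, the twist $\mathsf C_{\beta+w_0\beta}$ is the unit object and the conjecture says that $\mathcal D^6\simeq\mathrm{id}$ on each $\mathcal C_\beta$. The modules $P_n(i)$ then detect everything.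

\begin{theorem}\label{thm:criterion}
Assume $w_0=-1$ on $\mathsf Q$. The conjecture holds if and only if
\begin{itemize}
\item[(H)] for all $i\in I$ and $n\ge1$ there is an isomorphism $\mathcal D^6(P_n(i))\simeq P_n(i)$ carrying $\mathcal D^6(x_1)$ to $x_1$.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:class}
For $\mathfrak g$ simple, the conjecture is true exactly in the following cases:
\begin{itemize}
\item $A_1$, $D_{2m}$ $(m\ge2)$, $E_7$, $E_8$, $B_{2m+1}$ $(m\ge1)$, $G_2$, over any field;
\item $B_{2m}$ $(m\ge1)$, $C_\ell$ $(\ell\ge3)$, $F_4$, when $\operatorname{char}\mathbf k=2$.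
\end{itemize}
\end{theorem}

\subsection{The method}

We regard $P_n(i)$ as a deformation of $L(i)$ over $A=\mathbf k[z]/(z^n)$ and compute $\mathcal D^6$ in a monoidal category $\mathcal C_A$ of objects with an action of $A$ (Section~\ref{sec:A}). The outcome has the shape of \eqref{eq:star}, but the invertible factors on the right are now deformed as well, and the question becomes whether these deformations cancel. A deformation of $\mathsf C_\Lambda$ is detected by the way the variables $x_k$ at the two ends of its words act.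

In simply laced components a translation $x\mapsto x+cz$ deforms every object at once. This gives Theorem~\ref{thm:false} (Section~\ref{sec:false}) and, with the criterion proved in Section~\ref{sec:criterion}, the simply laced part of Theorem~\ref{thm:class}. In the other types we classify the deformations of $\mathsf C_\Lambda$, attach a sign $\sigma_i$ to each node, and show that the conjecture holds exactly when all $\sigma_i$ equal $1$ in $\mathbf k$ (Section~\ref{sec:deform}). The signs are computed in Section~\ref{sec:signs}.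

\section{Quiver Hecke algebras and the localization}\label{sec:facts}

\subsection{Generators and relations}

Let $(\cdot,\cdot)$ be the invariant form, so that $\langle h_i,\lambda\rangle=2(\alpha_i,\lambda)/(\alpha_i,\alpha_i)$. The algebra $R$ depends on polynomials $Q_{ij}(u,v)=Q_{ji}(v,u)$ for $i\ne j$, where $Q_{ij}$ is a linear combination of the monomials $u^av^b$ with $a(\alpha_i,\alpha_i)+b(\alpha_j,\alpha_j)=-2(\alpha_i,\alpha_j)$ and the coefficient of $u^{-a_{ij}}$ is nonzero. In particular $Q_{ij}$ is a nonzero constant if $i,j$ are not adjacent. For $\beta\in\mathsf Q_+$ of height $d$ let $I^\beta$ be the set of words $\nu=(\nu_1,\dots,\nu_d)$ with $\sum_k\alpha_{\nu_k}=\beta$; we call $\nu_k$ the color of the $k$-th strand. The algebra $R(\beta)$ is generated by orthogonal idempotents $e(\nu)$ $(\nu\in I^\beta)$ with sum $1$, by commuting elements $x_1,\dots,x_d$ that commute with the $e(\nu)$, and by $\tau_1,\dots,\tau_{d-1}$, with $\tau_ke(\nu)=e(s_k\nu)\tau_k$, $\tau_k\tau_l=\tau_l\tau_k$ for $|k-l|>1$, and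
\begin{align*}
\tau_k^2e(\nu)&=\begin{cases}Q_{\nu_k\nu_{k+1}}(x_k,x_{k+1})e(\nu)&\text{if }\nu_k\ne\nu_{k+1},\\0&\text{if }\nu_k=\nu_{k+1},\end{cases}\\
(\tau_kx_l-x_{s_k(l)}\tau_k)e(\nu)&=\begin{cases}-e(\nu)&\text{if }\nu_k=\nu_{k+1},\ l=k,\\ e(\nu)&\text{if }\nu_k=\nu_{k+1},\ l=k+1,\\0&\text{otherwise,}\end{cases}
\end{align*}
and the braid relation, which says that $(\tau_{k+1}\tau_k\tau_{k+1}-\tau_k\tau_{k+1}\tau_k)e(\nu)$ equals
\begin{equation}\label{eq:braid}
\frac{Q_{\nu_k\nu_{k+1}}(x_k,x_{k+1})-Q_{\nu_k\nu_{k+1}}(x_{k+2},x_{k+1})}{x_k-x_{k+2}}\,e(\nu)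
\end{equation}
if $\nu_k=\nu_{k+2}\ne\nu_{k+1}$, and $0$ otherwise. The degrees are $\deg e(\nu)=0$, $\deg x_ke(\nu)=(\alpha_{\nu_k},\alpha_{\nu_k})$ and $\deg\tau_ke(\nu)=-(\alpha_{\nu_k},\alpha_{\nu_{k+1}})$.

The elements $\tau_wx^ae(\nu)$, for permutations $w$ with a fixed reduced expression and monomials $x^a$, form a basis of $R(\beta)$. The convolution $M\circ N$ is the module induced from $M\otimes N$ along $R(\beta)\otimes R(\gamma)\subset R(\beta+\gamma)$; by the basis theorem it is $\bigoplus_w\tau_w(M\otimes N)$, with $w$ running over shuffles, so induction is exact and faithful. Polynomials in the $x_k$ that are symmetric in the variables of each color, such as $\sum_\nu\sum_{k:\nu_k=a}x_ke(\nu)$, are central in $R(\beta)$, and $R(\beta)$ is finite over the ring that they form.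

The \emph{words} of a module $M$ are the $\nu$ with $e(\nu)M\ne0$. Let $e(j^m,*)$ be the sum of the $e(\nu)$ over words that begin with $m$ letters $j$, and define $e(*,j^m)$, $e(i,k,*)$ and so on in the same way. Put $E_jM=e(j,*)M$ and $E_j^*M=e(*,j)M$, regarded as $R(\beta-\alpha_j)$-modules, and
\[
\varepsilon_j(M)=\max\{m: e(j^m,*)M\ne0\},\qquad \varepsilon_j^*(M)=\max\{m: e(*,j^m)M\ne0\}.
\]
We write $x_{\rm last}$ for $x_d$, and $L(j^m)\simeq L(j)^{\circ m}$ for the simple $R(m\alpha_j)$-module.

\subsection{Facts used}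

\paragraph{(F1) The localization \cite{KKOPs,KKOP1,KKOP2}.} The category $\mathcal C$ is abelian, its objects have finite length, $\circ$ is exact in each variable, and $\Phi$ is exact. For $S$ simple, $\mathsf C_\Lambda\circ S\simeq S\circ\mathsf C_\Lambda$ is simple and $\Phi(S)$ is simple. Every object of $\mathcal C$ is $\simeq\Phi(X)\circ\mathsf C_{-\Lambda}$ with $\Lambda\in\mathsf P_+$. We have $\operatorname{Hom}^\bullet(\Phi X,\Phi Y)=\varinjlim_\Lambda\operatorname{Hom}^\bullet(\mathsf C_\Lambda\circ X,Y\circ\mathsf C_\Lambda)$, where $g$ \emph{represents} $\bar g$ if and only if $\Phi(g)=(\bar g\circ\mathsf C_\Lambda)\,\Phi(R_{\mathsf C_\Lambda}(X))$, and $R_{\mathsf C_\Lambda}$ is composed from the $R_{\mathsf C_i}$. We use four consequences.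
\begin{itemize}
\item[(a)] $\Phi$ preserves lengths, so it kills no nonzero object; applying this to images, kernels and cokernels shows that $\Phi$ is faithful and reflects isomorphisms. Hence each $R_{\mathsf C_\Lambda}(X)$ is already invertible in $R\text{-gmod}$.
\item[(b)] If $\Phi(Y_1)\simeq\Phi(Y_2)$, then $\mathsf C_\Lambda\circ Y_1\simeq Y_2\circ\mathsf C_\Lambda$ in $R\text{-gmod}$ for some $\Lambda$: a representative of the isomorphism is invertible by (a).
\item[(c)] $\operatorname{End}^\bullet_{\mathcal C}(\Phi S)=\mathbf k$ for $S$ simple, since $\mathsf C_\Lambda\circ S$ is absolutely simple by (F2).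
\item[(d)] For all $\lambda\in\mathsf P$ there are isomorphisms $\mathsf C_\lambda\circ\Phi X\simeq\Phi X\circ\mathsf C_\lambda$, natural in $X\in R\text{-gmod}$. For $\lambda\in\mathsf P_+$ this is the braider; multiplying by $\mathsf C_\lambda^{\circ-1}$ on both sides gives the case of $-\lambda$.
\end{itemize}

\paragraph{(F2) Simple modules \cite{KL,LV}.} Let $S$ be a simple $R(\beta)$-module with $\varepsilon_j(S)=m$. Then $e(j^m,*)S\cong L(j^m)\boxtimes S'$ is a simple $R(m\alpha_j)\otimes R(\beta-m\alpha_j)$-module, and if $m\ge1$ then $E_jS$ has a simple socle, with $\varepsilon_j=m-1$. The same holds for $\varepsilon_j^*$ and $E_j^*$. On $L(j^m)$ symmetric polynomials of positive degree act by $0$, and $x_1$ and $x_m$ have minimal polynomial $u^m$. The module $L(j)\circ S$ has a simple head. Simple modules are absolutely simple. The Grothendieck ring $K(R\text{-gmod})$ is a domain.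

\paragraph{(F3) Mackey theory \cite[Prop.~2.18]{KL}.} Up to shifts there are exact sequences
\begin{gather*}
0\to M\circ E_k^*N\to E_k^*(M\circ N)\to E_k^*M\circ N\to0,\\
0\to E_kM\circ N\to E_k(M\circ N)\to M\circ E_kN\to0,
\end{gather*}
in which $x_{\rm last}$ (respectively $x_1$) acts on the outer terms through the factor to which $E_k^*$ (respectively $E_k$) is applied. If $\varepsilon_j(M)\le m$ and $\varepsilon_j(N)\le m'$, then $\varepsilon_j(M\circ N)\le m+m'$, and $e(j^{m+m'},*)(M\circ N)$ is, up to shift, induced from $e(j^m,*)M\otimes e(j^{m'},*)N$, both in the strands of the initial block of color $j$ and in the remaining strands. The same holds at the other end. In particular $\varepsilon_j$ and $\varepsilon_j^*$ are additive under $\circ$.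

\paragraph{(F4) R-matrices with $L(i)$ \cite{KKKO,KKOPs,KKOP1,KKOP2}.} The module $R(\alpha_i)=\mathbf k[x]$ is an affinization of $L(i)$. For $S$ simple there are renormalized R-matrices $\mathbf r\colon R(\alpha_i)\circ S\to S\circ R(\alpha_i)$ and $\mathbf r'$ in the opposite direction, of degrees $(\alpha_i,\alpha_i)\varepsilon_i(S)+(\alpha_i,\operatorname{wt}S)$ and $(\alpha_i,\alpha_i)\varepsilon_i^*(S)+(\alpha_i,\operatorname{wt}S)$. They commute with the endomorphism $x$ induced from $R(\alpha_i)$ and are nonzero modulo $x$; the images of their reductions modulo $x$ are simple; and $\mathbf r'\mathbf r$ and $\mathbf r\mathbf r'$ are the same nonzero element of $\mathbf k[x]$.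

\paragraph{(F5) The modules $\mathsf C_\Lambda$ \cite{KK,KKKO,KKOPs,KKOP1,KKOP2}.} We have $\mathsf C_\Lambda\circ\mathsf C_{\Lambda'}\simeq\mathsf C_{\Lambda+\Lambda'}$ and
\[
\varepsilon_j(\mathsf C_\Lambda)=\langle h_{j^*},\Lambda\rangle,\qquad\varepsilon_j^*(\mathsf C_\Lambda)=\langle h_j,\Lambda\rangle.
\]
Let $\Lambda=\lambda_l,\lambda_{l-1},\dots,\lambda_0=w_0\Lambda$ with $\lambda_{k-1}=s_{i_k}\lambda_k$ and $m_k=\langle h_{i_k},\lambda_k\rangle>0$. Then $e(i_1^{m_1}\cdots i_l^{m_l})\mathsf C_\Lambda\cong L(i_1^{m_1})\boxtimes\cdots\boxtimes L(i_l^{m_l})$; we call $(i_1^{m_1}\cdots i_l^{m_l})$ an \emph{extremal word}. It is read off the path from right to left. Let $R^\Lambda(\gamma)$ be the cyclotomic algebra, the quotient of $R(\gamma)$ by the two-sided ideal generated by the $x_{\rm last}^{\langle h_k,\Lambda\rangle}e(*,k)$. Then $\mathsf C_\Lambda$ is the unique simple module of $R^\Lambda(\Lambda-w_0\Lambda)$. If $\nu$ is a word of $\mathsf C_\Lambda$ and $\nu'$ is a suffix of $\nu$, then $\Lambda-\sum_{a\in\nu'}\alpha_a$ is a weight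 of the irreducible module $V(\Lambda)$.

Finally, $\mathsf C_\Lambda$ is projective over $R^\Lambda(\Lambda-w_0\Lambda)$. Let $F_i^{(m)}$ and $E_i^{(m)}$ be the divided induction and restriction functors between cyclotomic algebras. For $Z$ in a block of weight $\lambda$ at the top of its $i$-string, with $\langle h_i,\lambda\rangle=m\ge0$, one has $E_i^{(m)}F_i^{(m)}Z\simeq Z$. By adjunction the projective module $P=F_{i_1}^{(m_1)}\cdots F_{i_l}^{(m_l)}\mathbf 1$ has endomorphism ring $\mathbf k$. So $P$ is the projective cover of the only simple module, which occurs in $P$ with multiplicity $\dim\operatorname{End}^\bullet(P)=1$; thus $P\simeq\mathsf C_\Lambda$.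

\subsection{Duals}

The functor $\mathcal D$ is a $\mathbf k$-linear exact anti-equivalence, its inverse being the right dual, and $\mathcal D(X\circ Y)\cong\mathcal D(Y)\circ\mathcal D(X)$. There are adjunction bijections $\operatorname{Hom}^\bullet(Y\circ X,Z)\cong\operatorname{Hom}^\bullet(Y,Z\circ\mathcal DX)$; for $Z=\mathbf 1$ the morphism $\varphi\colon Y\to\mathcal DX$ corresponds to $\mathrm{ev}(\varphi\circ X)$. For an endomorphism $f$ of $X$ we have $\mathrm{ev}(\mathcal D(f)\circ1)=\mathrm{ev}(1\circ f)$.

\section{Objects over $\mathbf k[z]/(z^n)$ and their duals}\label{sec:A}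

The dual of a simple object is easy to recognize: if $V$ and $X$ are simple and there is a nonzero morphism $V\circ X\to\mathbf 1$, then the adjoint morphism $V\to\mathcal DX$ is an isomorphism. We need the same test for objects such as $P_n(i)$, together with control of the endomorphism $x$. For this we take tensor products over $A$.

Let $A=\mathbf k[z]/(z^n)$ with $\deg z>0$. Let $\mathcal C_A$ be the abelian category of pairs $(X,z_X)$ with $X\in\mathcal C$ and $z_X\in\operatorname{End}^\bullet(X)$ of degree $\deg z$ with $z_X^n=0$; morphisms commute with $z$. Put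
\[
X\circ_AY=\operatorname{coker}\bigl(z_X\circ1-1\circ z_Y\colon X\circ Y\to X\circ Y\bigr),
\]
with $z$ acting by $z_X\circ1=1\circ z_Y$. Since $\circ$ is right exact in each variable, both $(X\circ_AY)\circ_AW$ and $X\circ_A(Y\circ_AW)$ are the quotient of $X\circ Y\circ W$ by the images of $z_X-z_Y$ and $z_Y-z_W$. This gives the associativity constraint, and the pentagon axiom is inherited from $\mathcal C$. The unit is $1_A=A\otimes\mathbf 1$, because $(A\otimes X)/(z\otimes1-1\otimes z_X)=X$. So $\mathcal C_A$ is monoidal. The functors $Z\mapsto A\otimes Z$ from $\mathcal C$ to $\mathcal C_A$ and $X\mapsto X/zX$ from $\mathcal C_A$ to $\mathcal C$ are monoidal; for the second, both $(X\circ_AY)/z$ and $X/z\circ Y/z$ are the quotient of $X\circ Y$ by the images of $z_X$ and $z_Y$. For $Z\in\mathcal C$ and $Y\in\mathcal C_A$ we have $(A\otimes Z)\circ_AY=Z\circ Y$ with $z$ acting through $Y$. We call $X/zX$ the \emph{reduction} of $X$. The functor $\mathcal D$ acts on $\mathcal C_A$ by $(X,z_X)\mapsto(\mathcal DX,\mathcal D(z_X))$ and is an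 anti-equivalence of $\mathcal C_A$.

The same constructions apply to $R\text{-gmod}$, where the objects are the finite-dimensional graded $A\otimes R$-modules. As $\Phi$ is exact and monoidal, it commutes with $\circ_A$ and with reduction. If $X$ and $Y$ are free over $A$, then $X\circ_AY=\bigoplus_w\tau_w(X\otimes_AY)$ is free over $A$, and (F3) holds for $\circ_A$ with all terms free over $A$.

Call $X\in\mathcal C_A$ \emph{flat} if $\ker z=z^{n-1}X$. For an $A\otimes R$-module this says that all Jordan blocks of $z$ have size $n$, that is, that the module is free over $A$; and $\Phi$ preserves flatness.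

\begin{lemma}\label{lem:flat}
Let $X\in\mathcal C_A$ be flat.
\begin{itemize}
\item[(a)] $z^kX/z^{k+1}X\simeq X/zX$ for $0\le k<n$, $\ker z\simeq X/zX$ and $\ker z^{n-1}=zX$. If $X\ne0$, then $A$ acts faithfully on $X$.
\item[(b)] If $G\in\mathcal C_A$ is invertible, then $G\circ_AX$ and $X\circ_AG$ are flat, with simple reduction if $X$ has simple reduction. In particular $G$ itself is flat with simple reduction.
\item[(c)] $\mathcal D(X)$ is flat and $\mathcal D(X)/z\simeq\mathcal D(X/z)$.
\item[(d)] If $X\ne0$, there is a morphism $\rho_X\colon\mathcal D(X)\circ_AX\to1_A$ in $\mathcal C_A$ that is nonzero modulo $z$.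
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $k\le n-2$ the preimage of $z^{k+2}X$ under $z$ is $z^{k+1}X+\ker z=z^{k+1}X$, so $z$ induces an isomorphism $z^kX/z^{k+1}X\to z^{k+1}X/z^{k+2}X$. Composing these, $z^{n-1}$ induces an isomorphism $X/zX\to z^{n-1}X=\ker z$. If $X\ne0$ then $X/zX\neq0$, so $z^{n-1}\ne0$ on $X$, and every nonzero element of $A$ divides $z^{n-1}$.

(b) The functors $G\circ_A-$ and $-\circ_AG$ are autoequivalences of the abelian category $\mathcal C_A$ that carry $z$ to $z$, so they preserve the condition $\ker z=\operatorname{im}z^{n-1}$. On reductions they act by the product with the invertible object $G/z$. For the last claim take $X=1_A$.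

(c) Inside $\mathcal DX$ we have $\ker\mathcal D(z)=\mathcal D(X/zX)$ and $\operatorname{im}\mathcal D(z)^{n-1}=\mathcal D(X/\ker z^{n-1})$, and these agree by (a). Also $\mathcal D(X)/z=\mathcal D(\ker z)\simeq\mathcal D(X/z)$.

(d) Since $\mathrm{ev}(\mathcal D(z)\circ1)=\mathrm{ev}(1\circ z)$, the evaluation induces $e\colon W\to\mathbf 1$, where $W=\mathcal DX\circ_AX$. Put $\rho_X=\sum_{k=0}^{n-1}z^k\otimes e\,z_W^{n-1-k}\colon W\to A\otimes\mathbf 1$. Both $z\rho_X$ and $\rho_Xz_W$ equal $\sum_{k=1}^{n-1}z^k\otimes e\,z_W^{n-k}$, so $\rho_X$ is $A$-linear. Modulo $z$ it is induced by $e\,z_W^{n-1}$, whose pullback to $\mathcal DX\circ X$ is $\mathrm{ev}(\mathcal D(z_X^{n-1})\circ1)$. This corresponds by adjunction to $\mathcal D(z_X^{n-1})$, which is nonzero by (a).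
\end{proof}

\begin{lemma}[Invertibility]\label{lem:inv}
If $X\in\mathcal C_A$ is flat and $X/zX$ is invertible in $\mathcal C$, then $X$ is invertible in $\mathcal C_A$.
\end{lemma}

\begin{proof}
Let $W=\mathcal DX\circ_AX$. Then $W/zW\simeq\mathcal D(X/z)\circ X/z\simeq\mathbf 1$, which is simple, and each $z^kW/z^{k+1}W$ is a quotient of $W/zW$; so $W$ has length at most $n$. Modulo $z$ the morphism $\rho_X$ is a nonzero morphism of simple objects, hence an isomorphism. Thus $\operatorname{coker}\rho_X$ has zero reduction, and it vanishes because $z$ is nilpotent. As $1_A$ has length $n$, the epimorphism $\rho_X$ is an isomorphism. The same argument with the right dual $\mathcal D^{-1}X$, which is also an exact anti-equivalence, and the pairing $X\circ\mathcal D^{-1}X\to\mathbf 1$ gives $X\circ_A\mathcal D^{-1}X\simeq1_A$. So $X$ has a left and a right inverse.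
\end{proof}

\begin{lemma}[Recognizing duals]\label{lem:pair}
Let $V,X\in\mathcal C_A$ be flat with simple reductions, let $G$ be invertible in $\mathcal C_A$, and let $\rho\colon V\circ_AX\to G$ be a morphism in $\mathcal C_A$ that is nonzero modulo $z$. Then $\mathcal D(X)\simeq G^{-1}\circ_AV$ in $\mathcal C_A$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:flat}(b) we may replace $V$ by $G^{-1}\circ_AV$ and take $G=1_A$. Let $t\colon1_A\to\mathbf 1$ be the coefficient of $z^{n-1}$, let $e$ be the composite $V\circ X\to V\circ_AX\xrightarrow{t\rho}\mathbf 1$, and let $\varphi\colon V\to\mathcal DX$ be the morphism with $e=\mathrm{ev}(\varphi\circ X)$. Under adjunction $\varphi z_V$ corresponds to $e(z\circ1)$ and $\mathcal D(z_X)\varphi$ corresponds to $e(1\circ z)$; these are equal, so $\varphi$ is $A$-linear. Since $tz^{n-1}$ is reduction modulo $z$, the morphism $e(z^{n-1}\circ1)$ is the composite of $V\circ X\twoheadrightarrow V/z\circ X/z$ with the reduction of $\rho$. It is nonzero, so $\varphi z^{n-1}\ne0$. Suppose $K=\ker\varphi\ne0$.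 Then $K$ is $z$-stable, so $K\cap\ker z\ne0$, and since $\ker z=z^{n-1}V$ is simple, $K\supset z^{n-1}V$. This contradicts $\varphi z^{n-1}\neq0$. So $\varphi$ is a monomorphism between objects of length $n$.
\end{proof}

\begin{corollary}\label{cor:dual}
Let $X\in\mathcal C_A$ be flat with simple reduction and let $G$ be invertible in $\mathcal C_A$. Then
\[
\mathcal D(G)\simeq G^{-1},\qquad\mathcal D(X\circ_AG)\simeq G^{-1}\circ_A\mathcal D(X),\qquad\mathcal D(G\circ_AX)\simeq\mathcal D(X)\circ_AG^{-1}
\]
in $\mathcal C_A$, and consequently $\mathcal D^3(X\circ_AG)\simeq G^{-1}\circ_A\mathcal D^3(X)$.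
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:pair} to $G^{-1}\circ_AG\to1_A$, to $\rho_X\circ_AG\colon\mathcal DX\circ_A(X\circ_AG)\to G$, and to $(\mathcal DX\circ_AG^{-1})\circ_A(G\circ_AX)\simeq\mathcal DX\circ_AX\to1_A$. The last formula follows by using the second, the third and the second formula in turn, with Lemma~\ref{lem:flat}(c).
\end{proof}

\begin{example}[Type $A_1$]\label{ex:A1}
Here $\mathsf C_1=L(1)$, since $\Lambda_1-w_0\Lambda_1=\alpha_1$. The object $P_n(1)$ with $z=x_1$ is flat with invertible reduction, so it is invertible in $\mathcal C_A$, and $\mathcal D^2(P_n(1))\simeq(P_n(1)^{-1})^{-1}\simeq P_n(1)$ in $\mathcal C_A$. Thus (H) holds.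
\end{example}

\section{Translation and the counterexample}\label{sec:false}

\subsection{The translation functor}\label{ssec:T}

To compute $\mathcal D^6(P_n(i))$ with Lemma~\ref{lem:pair} we need deformations of all six objects $\mathcal D^k(L(i))$ and of the pairings between them. In a simply laced component one functor supplies them all.

Let $I_0$ be a simply laced component of $I$. For adjacent $a,b\in I_0$ we have $Q_{ab}(u,v)=t_{ab}u+t_{ba}v$ with $t_{ab},t_{ba}\in\mathbf k^\times$. Since the Dynkin diagram is a tree, we can choose $c_a\in\mathbf k^\times$ for $a\in I_0$, one node after another, with $t_{ab}c_a+t_{ba}c_b=0$ on each edge. Put $c_a=0$ for $a\notin I_0$, and let $\deg z=(\alpha_a,\alpha_a)$ for $a\in I_0$. Then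
\begin{equation}\label{eq:inv}
Q_{ab}(u+c_az,v+c_bz)=Q_{ab}(u,v)\qquad\text{for all }a\ne b:
\end{equation}
on edges of $I_0$ by the choice of $c$, for non-adjacent colors because $Q_{ab}$ is constant, and on edges outside $I_0$ because nothing is translated. The assignment
\[
e(\nu)\mapsto e(\nu),\qquad x_ke(\nu)\mapsto(x_k+c_{\nu_k}z)e(\nu),\qquad\tau_k\mapsto\tau_k
\]
defines an automorphism $\vartheta$ of the graded $A$-algebra $A\otimes R(\beta)$. Indeed, the relation for $\tau_k^2$ is preserved by \eqref{eq:inv}; in $\tau_kx_l-x_{s_k(l)}\tau_k$ the two translations cancel because $(s_k\nu)_{s_k(l)}=\nu_l$; and in \eqref{eq:braid} the numerator is unchanged by \eqref{eq:inv} and the denominator because $\nu_k=\nu_{k+2}$. The inverse is given by $-c$. On $R(\beta)\otimes R(\gamma)\subset R(\beta+\gamma)$ the automorphism restricts to the corresponding automorphisms of the factors.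

For $X\in R\text{-gmod}$ let $T(X)$ be $A\otimes X$ with the action of $R$ twisted by $\vartheta$. It is free over $A$ with reduction $X$. As induction commutes with twisting by compatible automorphisms, $T(X\circ Y)\cong T(X)\circ_AT(Y)$ coherently.

\begin{proposition}\label{prop:T}
The functor $T$ extends to a monoidal functor $T\colon\mathcal C\to\mathcal C_A$ such that every $T(Y)$ is flat and $T(-)/z\simeq\mathrm{id}_{\mathcal C}$ as monoidal functors. If $Y\in\mathcal C$ is simple, then $\mathcal D(T(Y))\simeq T(\mathcal DY)$ in $\mathcal C_A$. For $i\in I_0$ and $\lambda=\alpha_i+w_0\alpha_i=\alpha_i-\alpha_{i^*}$,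
\begin{equation}\label{eq:T6}
\mathcal D^6(T(L(i)))\simeq T(L(i))\circ_AT(\mathsf C_\lambda)\quad\text{in }\mathcal C_A,
\end{equation}
and $T(L(i))$ is the module $P_n(i)$ with $x_1=c_iz$, $c_i\ne0$.
\end{proposition}

\begin{proof}
The monoidal functor $\Phi T\colon R\text{-gmod}\to\mathcal C_A$ sends $R_{\mathsf C_k}(X)$ to an isomorphism, because $R_{\mathsf C_k}(X)$ is one by (F1a), and it sends $\mathsf C_k$ to a flat object with reduction $\mathsf C_k$, which is invertible by Lemma~\ref{lem:inv}. By the universal property, $\Phi T$ extends to $\mathcal C$. The monoidal functor $T(-)/z$ restricts to $\Phi$ on $R\text{-gmod}$, so it is isomorphic to the identity by the uniqueness in the universal property. If $Y\simeq\Phi(X)\circ\mathsf C_{-\Lambda}$, then $T(Y)\simeq\Phi(T(X))\circ_AT(\mathsf C_\Lambda)^{-1}$ is flat by Lemma~\ref{lem:flat}(b). If $Y$ is simple, so is $\mathcal DY$, and $T(\mathrm{ev})\colon T(\mathcal DY)\circ_AT(Y)\to1_A$ reduces to $\mathrm{ev}\ne0$; Lemma~\ref{lem:pair} gives $\mathcal D(T(Y))\simeq T(\mathcal DY)$. Iterating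 six times and using \eqref{eq:star} for $L(i)$ gives \eqref{eq:T6}. On $T(L(i))=A$ the element $x_1$ acts as $0+c_iz$.
\end{proof}

Formula \eqref{eq:T6} has $T(\mathsf C_\lambda)$ where the conjecture predicts the undeformed $\mathsf C_\lambda$. If $i=i^*$ both are the unit. If $i\ne i^*$ we have to tell them apart.

\subsection{The case of $\mathfrak{sl}_3$}\label{ssec:A2}

Let $I=\{1,2\}$, $i=1$, $i^*=2$, so $\lambda=\alpha_1-\alpha_2=3\Lambda_1-3\Lambda_2$. By (F5), $\mathsf C_1=L(21)$ and $\mathsf C_2=L(12)$ are the one-dimensional modules with the single word $(2,1)$, respectively $(1,2)$, and $x_k=\tau_1=0$. The module $T(\mathsf C_1)$ is $A$ with $x_1=c_2z$, $x_2=c_1z$, $\tau_1=0$. By \eqref{eq:T6},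
\[
\mathcal D^6(T(L(1)))\simeq T(L(1))\circ_AT(\mathsf C_1)^{\circ3}\circ_AT(\mathsf C_2)^{\circ-3},
\]
with products over $A$, while in $M\circ\mathsf C_\lambda=T(L(1))\circ\mathsf C_1^{\circ3}\circ\mathsf C_2^{\circ-3}$ only $L(1)$ is deformed. Suppose for a moment that the two are isomorphic $A$-linearly and that, after clearing denominators, this yields an isomorphism of $R$-modules
\[
T(L(1))\circ_AT(\mathsf C_1)^{\circ3}\circ\mathsf C_2^{\circ3}\simeq T(L(1))\circ_AT(\mathsf C_2)^{\circ3}\circ\mathsf C_1^{\circ3}.
\]
Apply $e(2,2,2,*)$. Only the three factors with word $(2,1)$ begin with the letter $2$, so by (F3) the central element $x_1x_2x_3$ of $R(3\alpha_2)$ acts as the product of the three values of $x_1$ on these factors. On the left this is $(c_2z)^3$, which is nonzero for $n\ge4$; on the right it is $0$.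

The general proof keeps this invariant and removes the two simplifications. An isomorphism in $\mathcal C$ need not respect $z$, so $z$ becomes an unknown endomorphism of $M$; and an isomorphism in $\mathcal C$ comes from $R\text{-gmod}$ only after multiplication by some $\mathsf C_\Lambda$. The invariant must therefore ignore $M$ altogether, which is why we look at the color $i^*\ne i$, and it must survive multiplication by $\mathsf C_\Lambda$.

\subsection{Null modules}

From now on in this section $i\ne i^*$ and $n\ge4$. The component $I_0$ of $i$ is then of type $A$, $D$ or $E_6$, so Proposition~\ref{prop:T} applies and $M=P_n(i)\cong T(L(i))$ as $R$-modules. Put $j=i^*$; then $j\in I_0$, $j\ne i$ and $j^*=i$.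

For $Y\in R\text{-gmod}$ with $\varepsilon_j(Y)\le m$, let $\chi^m_Y(u)$ be the action of $\prod_{a=1}^m(u-x_a)$ on $e(j^m,*)Y$. It is a polynomial in $u$ whose coefficients are endomorphisms, since symmetric polynomials are central in $R(m\alpha_j)$. Call $Y$ \emph{$m$-null} if $\varepsilon_j(Y)\le m$ and $\chi^m_Y(u)=u^m$, that is, if all elementary symmetric polynomials in $x_1,\dots,x_m$ of positive degree act by $0$ on $e(j^m,*)Y$.

\begin{lemma}\label{lem:null}
\begin{itemize}
\item[(a)] If $Y$ is $m$-null and $Y'$ is $m'$-null, then $Y\circ Y'$ is $(m+m')$-null. Quotients of $m$-null modules are $m$-null.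
\item[(b)] Let $\varepsilon_j(Y)\le m$ with $Y$ not $m$-null, and let $Y'\ne0$ be $m'$-null with $\varepsilon_j(Y')=m'$. Then $Y\circ Y'$ and $Y'\circ Y$ have $\varepsilon_j\le m+m'$ and are not $(m+m')$-null.
\item[(c)] $\mathsf C_\Lambda$ is $\langle h_i,\Lambda\rangle$-null and $\varepsilon_j(\mathsf C_\Lambda)=\langle h_i,\Lambda\rangle$.
\item[(d)] $Y$ is $0$-null if and only if no word of $Y$ begins with $j$; this holds for $L(i)$ and $M$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\varepsilon_j(Y)\le m$ and $\varepsilon_j(Y')\le m'$. By (F3), $e(j^{m+m'},*)(Y\circ Y')$ is induced from $e(j^m,*)Y\otimes e(j^{m'},*)Y'$. A central element that lies in the subalgebra acts on an induced module as the induced endomorphism, so $\chi^{m+m'}_{Y\circ Y'}(u)=\operatorname{Ind}\bigl(\chi^m_Y(u)\otimes\chi^{m'}_{Y'}(u)\bigr)$. This gives the first part of (a); the second holds because $e(j^m,*)$ is exact. In (b) we get $\chi^{m+m'}_{Y\circ Y'}(u)-u^{m+m'}=u^{m'}\operatorname{Ind}\bigl((\chi^m_Y(u)-u^m)\otimes1\bigr)$, which is nonzero because induction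 is faithful and $e(j^{m'},*)Y'\ne0$; the other order is symmetric. Part (c) follows from (F5), as $j^*=i$, and (F2). Part (d) is the definition, together with $i\neq j$.
\end{proof}

Write $\lambda=\alpha_i-\alpha_j=\lambda_+-\lambda_-$ with $\lambda_\pm\in\mathsf P_+$ of disjoint support, and put $m=\langle h_i,\lambda\rangle=2-a_{ij}\in\{2,3\}$. Then $\langle h_i,\lambda_+\rangle=m$ and $\langle h_i,\lambda_-\rangle=0$.

\begin{lemma}\label{lem:TX}
Let $X=L(i)\circ\mathsf C_{\lambda_+}$. Then $\varepsilon_j(T(X))=m$ and $T(X)$ is not $m$-null.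
\end{lemma}

\begin{proof}
By (F3) and Lemma~\ref{lem:null}, $X$ is $m$-null with $\varepsilon_j(X)=m$. The module $T(X)$ has the same words as $X$. On $e(j^m,*)T(X)=A\otimes e(j^m,*)X\ne0$ each $x_a$ is replaced by $x_a+c_jz$, so $\chi^m_{T(X)}(u)=\chi^m_X(u-c_jz)=(u-c_jz)^m$. The constant term $(-c_jz)^m$ is nonzero because $c_j\ne0$ and $m<n$.
\end{proof}

This is the only place where $n\ge4$ is used. If $m=\operatorname{char}\mathbf k$, the constant term is the only nonzero lower coefficient of $(u-c_jz)^m$, which is why we use it.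

\subsection{Proof of Theorem~\ref{thm:false}}

Suppose $\mathcal D^6(M)\simeq M\circ\mathsf C_\lambda$ in $\mathcal C$. By \eqref{eq:T6}, $T(L(i))\circ_AT(\mathsf C_\lambda)\simeq\Phi(M)\circ\mathsf C_\lambda$ as objects of $\mathcal C$. Transport the action of $z$ from left to right. Since $-\circ\mathsf C_\lambda$ is an equivalence, it becomes $\zeta\circ\mathsf C_\lambda$ with $\zeta\in\operatorname{End}^\bullet(\Phi M)$ and $\zeta^n=0$. We realize $\zeta$ on an $R$-module. Let $f\colon\mathsf C_\Lambda\circ M\to M\circ\mathsf C_\Lambda$ represent $\zeta$, and put $Y=M\circ\mathsf C_\Lambda$ and $z_Y=f\,R_{\mathsf C_\Lambda}(M)^{-1}$, using (F1a). Then $\Phi(z_Y)=\zeta\circ\mathsf C_\Lambda$, so $z_Y^n=0$ since $\Phi$ is faithful. Thus $Y$ is an $A\otimes R$-module with $\Phi(Y)=(\Phi M,\zeta)\circ\mathsf C_\Lambda$ in $\mathcal C_A$. Multiplying by $\mathsf C_\Lambda$ on the right and using $\mathsf C_\lambda\circ\mathsf C_\Lambda\simeq\mathsf C_\Lambda\circ\mathsf C_\lambda$, we get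
\[
T(L(i))\circ_AT(\mathsf C_\lambda)\circ\mathsf C_\Lambda\simeq\Phi(Y)\circ\mathsf C_\lambda\quad\text{in }\mathcal C_A.
\]
Apply $-\circ_AT(\mathsf C_{\lambda_-})$. By (F1d) for the $R$-module $T(\mathsf C_{\lambda_-})$, and naturality for its endomorphism $z$, both $\mathsf C_\Lambda$ and $\mathsf C_\lambda$ commute with $T(\mathsf C_{\lambda_-})$ in $\mathcal C_A$. As $T(\mathsf C_\lambda)\simeq T(\mathsf C_{\lambda_+})\circ_AT(\mathsf C_{\lambda_-})^{-1}$, we obtain
\[
T(X)\circ\mathsf C_\Lambda\simeq\bigl(\Phi(Y)\circ_AT(\mathsf C_{\lambda_-})\bigr)\circ\mathsf C_\lambda .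
\]
Applying $-\circ\mathsf C_{\lambda_-}$ gives $\Phi(N_1)\simeq\Phi(N_2)$ for the $R$-modules
\[
N_1=T(X)\circ\mathsf C_\Lambda\circ\mathsf C_{\lambda_-},\qquad N_2=\bigl(Y\circ_AT(\mathsf C_{\lambda_-})\bigr)\circ\mathsf C_{\lambda_+}.
\]
By (F1b), $\mathsf C_{\Lambda'}\circ N_1\simeq N_2\circ\mathsf C_{\Lambda'}$ in $R\text{-gmod}$ for some $\Lambda'$. Put $l=\langle h_i,\Lambda\rangle$ and $l'=\langle h_i,\Lambda'\rangle$. By Lemma~\ref{lem:TX} and three applications of Lemma~\ref{lem:null}(b),(c), the left side is not $(l'+m+l)$-null. On the other hand, whatever $z_Y$ is, $N_2$ is a quotient of $M\circ\mathsf C_\Lambda\circ T(\mathsf C_{\lambda_-})\circ\mathsf C_{\lambda_+}$, whose factors are $0$-null, $l$-null, $0$-null and $m$-null; for the third, $\varepsilon_j(T(\mathsf C_{\lambda_-}))=\varepsilon_j(\mathsf C_{\lambda_-})=\langle h_i,\lambda_-\rangle=0$. By Lemma~\ref{lem:null}(a) the right side is $(l+m+l')$-null. This is a contradiction. Finally, $w_0\ne-1$ on $\mathsf Q$ means that $i\ne i^*$ for some $i$. \qed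

\section{The criterion when $w_0=-1$}\label{sec:criterion}

Let $w_0=-1$ and $\mathcal F=\mathcal D^6$, an exact $\mathbf k$-linear monoidal autoequivalence of $\mathcal C$. The conjecture implies (H), by naturality for $x_1$. We assume (H) and construct a natural isomorphism $\mathcal F\simeq\mathrm{id}$ on each $\mathcal C_\beta$. Every $R(\beta)$-module is presented by the projective modules $R(\beta)e(\nu)=R(\alpha_{\nu_1})\circ\cdots\circ R(\alpha_{\nu_d})$, and the maps between these are generated by the $x_l$ and $\tau_k$. Condition (H) takes care of the factors and of the $x_l$. There are two difficulties: the projective modules are infinite-dimensional, so they must be replaced by systems of finite-dimensional quotients; and $\mathcal F$ may rescale the $\tau_k$.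

\subsection{Completed projectives}

Let $\mathcal F(L(i))\cong q^{\eta_i}L(i)$, and extend $\eta$ additively to $\beta\mapsto\eta_\beta$ on $\mathsf Q$. An $x$-linear endomorphism of $P_n(i)$ of degree $0$ in $\mathcal C$ is a scalar. To see this, subtract the scalar by which it acts on $P_n(i)/x=L(i)$. If the remainder $\delta$ is nonzero, take the largest $r\ge1$ with $\delta(P_n(i))\subset x^rP_n(i)$; then $\delta$ induces a nonzero morphism of degree $0$ from $L(i)$ to $x^rP_n(i)/x^{r+1}P_n(i)$, a nontrivial shift of $L(i)$, against (F1c). An isomorphism as in (H) reduces modulo $x$ to an isomorphism $\mathcal F(L(i))\simeq L(i)$, so it has the form $\mathcal F(P_n(i))\cong q^{\eta_i}P_n(i)$. Fix the isomorphism for $n=1$. Then for each $n$ there is a unique $x$-linear isomorphism $f_{i,n}$ that reduces to it, and by uniqueness $f_{i,n+1}$ induces $f_{i,n}$ modulo $x^n$.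

Recall that the category $\operatorname{Pro}(\mathcal C)$ has inverse systems $\text{``}\varprojlim\text{''}X_n$ as objects, with
\[
\operatorname{Hom}(\text{``}\varprojlim\text{''}X_n,\text{``}\varprojlim\text{''}Y_m)=\varprojlim_m\varinjlim_n\operatorname{Hom}(X_n,Y_m).
\]
Functors and products extend termwise, and cofinal systems of quotients give the same object. In our systems the transition maps are epimorphisms, so an identity between morphisms from the system to an object $Y$ holds at every level $X_n$ at which they are defined. For $\nu\in I^\beta$ with $\beta$ of height $d$ let $\hat P(\nu)$ be the system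
\[
P_n(\nu_1)\circ\cdots\circ P_n(\nu_d)=R(\beta)e(\nu)\Big/\sum_lR(\beta)x_l^ne(\nu),
\]
and let $f_\nu\colon\mathcal F(\hat P(\nu))\cong q^{\eta_\beta}\hat P(\nu)$ be given by $f_{\nu_1,n}\circ\cdots\circ f_{\nu_d,n}$.

Let $\mathfrak m=(x_1,\dots,x_d)\subset\mathbf k[x_1,\dots,x_d]$, and let $Z_+$ be the ideal of elements of positive degree in the central ring of polynomials symmetric in each color. The three families of left ideals $\sum_lR(\beta)x_l^ne(\nu)$, $R(\beta)\mathfrak m^se(\nu)$ and $Z_+^sR(\beta)e(\nu)$ are mutually cofinal. Indeed $\mathfrak m^{d(n-1)+1}\subset(x_1^n,\dots,x_d^n)\subset\mathfrak m^n$, and $Z_+^se(\nu)\subset\mathfrak m^se(\nu)$. Conversely $x_le(\nu)$ is a root of $\prod_{k:\nu_k=\nu_l}(u-x_k)$, whose lower coefficients lie in $Z_+e(\nu)$, so $x_l^{ds}e(\nu)\in Z_+^sR(\beta)e(\nu)$. Since $Z_+^sR(\beta)$ is a two-sided ideal, right multiplication by $R(\beta)$ acts on $\bigoplus_\nu\hat P(\nu)$. This action is generated by the $x_l$, acting by $x$ on the $l$-th factor, and by the morphisms $\tau_{ij}\colon\hat P(i,j)\to\hat P(j,i)$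 of degree $-(\alpha_i,\alpha_j)$, given by right multiplication by $\tau_1$ and placed at neighboring factors. By construction $f_\nu\mathcal F(x_l)=x_lf_\nu$.

\subsection{The action of $\mathcal F$ on crossings}

\begin{lemma}\label{lem:Hom}
Let $i\ne j$, $X=L(i)\circ L(j)$ and $Y=L(j)\circ L(i)$. Then $\operatorname{Hom}^\bullet_{\mathcal C}(X,Y)=\mathbf k\bar\tau$, where $\bar\tau\neq0$ is induced by $\tau_{ij}$ and has degree $-(\alpha_i,\alpha_j)$.
\end{lemma}

\begin{proof}
The modules $X$ and $Y$ have bases $\{v,\tau_1v\}$ and $\{v',\tau_1v'\}$ with $v=e(i,j)v$, $v'=e(j,i)v'$, all $x_k$ act by $0$, and $\bar\tau(v)=\tau_1v'\ne0$. If $i,j$ are not adjacent, $\tau_1$ is invertible, $X\simeq Y$ is simple, and (F1c) applies. If they are adjacent, $\tau_1^2=Q_{ij}(0,0)=0$, so $X$ has head $L(ij)$ and socle $L(ji)$, and $Y$ has head $L(ji)$ and socle $L(ij)$, where $L(ij)$ is one-dimensional with word $(i,j)$. We check that this picture persists in $\mathcal C$. First, $L(ij)\not\simeq L(ji)$ in $\mathcal C$: otherwise $\mathsf C_\Lambda\circ L(ij)\simeq L(ji)\circ\mathsf C_\Lambda$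 by (F1b), but $\varepsilon_i$ of the two sides differs by $1$ by (F3). Second, $X$ does not split in $\mathcal C$: otherwise by (F1b) some $\mathsf C_\Lambda\circ X\simeq L(i)\circ(\mathsf C_\Lambda\circ L(j))$ is decomposable, whereas it has a simple head by (F1) and (F2). The same holds for $Y$. So in $\mathcal C$ the only simple subobject of $X$ is $L(ji)$ and that of $Y$ is $L(ij)$. A nonzero morphism $X\to Y$ is therefore not injective; it factors as $X\twoheadrightarrow L(ij)\to L(ij)\hookrightarrow Y$, and (F1c) makes it unique up to a scalar.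
\end{proof}

\begin{lemma}\label{lem:cij}
Put $\tau'_{ij}=f_{(j,i)}\mathcal F(\tau_{ij})f_{(i,j)}^{-1}$. Then $\tau'_{ij}=c_{ij}\tau_{ij}$ with $c_{ij}\in\mathbf k$, $c_{ii}=1$ and $c_{ij}c_{ji}=1$.
\end{lemma}

\begin{proof}
Let $X,Y$ be as above, with $i=j$ allowed, and let $X_s=R(\alpha_i+\alpha_j)e(i,j)/R(\alpha_i+\alpha_j)\mathfrak m^se(i,j)$ and likewise $Y_s$, so $X_1=X$ and $Y_1=Y$. Let $\delta\colon\hat P(i,j)\to\hat P(j,i)$ have degree $-(\alpha_i,\alpha_j)$ and satisfy $\delta x_1=x_2\delta$, $\delta x_2=x_1\delta$. The component of $\delta$ in $Y_s$ is defined on some $X_{s'}$ with $s'\ge s$ and kills $\mathfrak m^sX_{s'}$, so it comes from a morphism $\delta_s\colon X_s\to Y_s$. Suppose $\delta\ne0$ and let $r\ge0$ be minimal with $\delta_{r+1}\ne0$. Then $\delta_{r+1}$ has image in $\mathfrak m^rY_{r+1}$ and kills $\mathfrak mX_{r+1}$. By the basis theorem $\mathfrak m^rY_{r+1}\cong(\mathfrak m^r/\mathfrak m^{r+1})\otimes Y$, so we obtain a nonzero morphism $X\to Y$ of degree $-(\alpha_i,\alpha_j)-D$, where $D$ is the degree of a monomial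 in $\mathfrak m^r/\mathfrak m^{r+1}$; thus $D\geq0$, and $D>0$ if $r\ge1$.

Let $i\ne j$. Both $\tau_{ij}$ and $\tau'_{ij}$ satisfy the two relations. By Lemma~\ref{lem:Hom} there is $c_{ij}$ such that $\delta=\tau'_{ij}-c_{ij}\tau_{ij}$ has $\delta_1=0$. If $\delta\ne0$ then $r\ge1$, and we get a morphism $X\to Y$ in a degree excluded by Lemma~\ref{lem:Hom}. So $\delta=0$. We have $\tau_{ji}\tau_{ij}=Q_{ij}(x_1,x_2)$, which is nonzero on $\hat P(i,j)$ by the basis theorem and (F1a), and also $\tau'_{ji}\tau'_{ij}=Q_{ij}(x_1,x_2)$; hence $c_{ij}c_{ji}=1$.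

Let $i=j$. Both $\tau_{ii}$ and $\tau'_{ii}$ commute past $x_1,x_2$ with the same correction terms $\pm1$, so $\delta=\tau'_{ii}-\tau_{ii}$ satisfies the two relations. If $\delta\ne0$ we get a nonzero endomorphism of negative degree of the simple object $L(i)\circ L(i)$, against (F1c).
\end{proof}

The scalars are removed by rescaling. Fix a total order on $I$ and put $a_\nu=\prod_{k<l,\ \nu_k>\nu_l}c_{\nu_k\nu_l}$ and $g_\nu=a_\nu f_\nu$. Then
\[
g_{s_k\nu}\mathcal F(\tau_k)g_\nu^{-1}=\frac{a_{s_k\nu}}{a_\nu}\,c_{\nu_k\nu_{k+1}}\tau_k=\tau_k :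
\]
the ratio $a_{s_k\nu}/a_\nu$ is $c_{\nu_{k+1}\nu_k}$ if $\nu_k<\nu_{k+1}$, it is $c_{\nu_k\nu_{k+1}}^{-1}$ if $\nu_k>\nu_{k+1}$, and it is $1$ if $\nu_k=\nu_{k+1}$. So the $g_\nu$ commute with the whole right action of $R(\beta)$. The price is a cocycle: for $\nu\in I^\beta$ and $\nu'\in I^{\beta'}$ we have $g_{\nu\nu'}=b(\beta,\beta')\,g_\nu\circ g_{\nu'}$, where $b\colon\mathsf Q\times\mathsf Q\to\mathbf k^\times$ is the bimultiplicative function with $b(\alpha_i,\alpha_j)=c_{ij}$ for $i>j$ and $b(\alpha_i,\alpha_j)=1$ otherwise.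

\subsection{Proof of Theorem~\ref{thm:criterion}}

\emph{Modules.} The $g_\nu$ commute with $Z_+$ and $\mathcal F$ is exact, so they descend to isomorphisms on the quotients $R(\beta)e(\nu)/Z_+^sR(\beta)e(\nu)$ that commute with all right multiplications. For $M\in R(\beta)\text{-gmod}$ choose a presentation $G_1\to G_0\xrightarrow{p}M\to0$ by finite sums of shifts of the $R(\beta)e(\nu)$; the map $G_1\to G_0$ is a matrix of right multiplications. For $s\gg0$ we have $Z_+^sM=0$, so $M=\operatorname{coker}(G_1/Z_+^s\to G_0/Z_+^s)$. Applying the exact functor $\mathcal F\Phi$, the $g_\nu$ induce an isomorphism $\xi_M\colon\mathcal F(M)\cong q^{\eta_\beta}M$, characterized by $\xi_M\mathcal F(p)=p\,g$ because $\mathcal F(p)$ is an epimorphism. A homomorphism $M\to M'$ of any degree lifts to a matrix of right multiplications $G_0\to G_0'$; this shows that $\xi_M$ is natural and does not depend on the presentation. For $M$, $N$ of weights $-\beta_M$, $-\beta_N$, the surjection $G_0^M\circ G_0^N\twoheadrightarrow M\circ N$ gives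
\begin{equation}\label{eq:xib}
\xi_{M\circ N}=b(\beta_M,\beta_N)\,\xi_M\circ\xi_N .
\end{equation}

\emph{Morphisms of $\mathcal C$ between modules.} Let $M,N$ have the same weight and let $\bar g\colon\Phi M\to\Phi N$ be represented by $g\colon\mathsf C\circ M\to N\circ\mathsf C$, where $\mathsf C=\mathsf C_\Lambda$; thus $g=(\bar g\circ\mathsf C)r$ with $r=R_{\mathsf C}(M)$. Naturality of $\xi$ for the module homomorphisms $g$ and $r$ gives
\[
\xi_{N\circ\mathsf C}\,(\mathcal F\bar g\circ\mathcal F\mathsf C)\,\mathcal F(r)=(\bar g\circ\mathsf C)\,r\,\xi_{\mathsf C\circ M}=(\bar g\circ\mathsf C)\,\xi_{M\circ\mathsf C}\,\mathcal F(r).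
\]
Cancel $\mathcal F(r)$ and use \eqref{eq:xib}; the factors $b$ agree because the weights do, so $(\xi_N\mathcal F(\bar g)-\bar g\,\xi_M)\circ\xi_{\mathsf C}=0$. Since $\xi_{\mathsf C}$ is an isomorphism of invertible objects, $\xi_N\mathcal F(\bar g)=\bar g\,\xi_M$.

\emph{General objects.} Let $X\in\mathcal C_\beta$. Choose an identification $X\circ\mathsf C_\Lambda\simeq\Phi(M)$, let $\mathsf C_\Lambda$ have weight $-\gamma$, and define $\xi_X$ by $\xi_X\circ\xi_{\mathsf C_\Lambda}=b(\beta,\gamma)^{-1}\xi_M$. There is exactly one such $\xi_X$, an isomorphism $\mathcal F(X)\cong q^{\eta_\beta}X$, because the product with an invertible object is fully faithful. For fixed $\Lambda$ it does not depend on the identification, by the previous step. If $\mathsf C_{\Lambda'}$ has weight $-\gamma'$, then \eqref{eq:xib} and bimultiplicativity give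
\[
b(\beta,\gamma+\gamma')^{-1}\xi_{M\circ\mathsf C_{\Lambda'}}=b(\beta,\gamma)^{-1}b(\gamma,\gamma')\,\xi_M\circ\xi_{\mathsf C_{\Lambda'}}=\xi_X\circ\xi_{\mathsf C_\Lambda\circ\mathsf C_{\Lambda'}},
\]
so $\Lambda+\Lambda'$ defines the same $\xi_X$. For a morphism $X\to X'$ in $\mathcal C_\beta$ use the same $\Lambda$ for both objects; naturality then follows from the previous step. \qed

\begin{corollary}\label{cor:sl}
The conjecture holds in types $A_1$, $D_{2m}$, $E_7$, $E_8$ over every field.
\end{corollary}

\begin{proof}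
Here $w_0=-1$, so $\lambda=0$ in \eqref{eq:T6}, which reads $\mathcal D^6(T(L(i)))\simeq T(L(i))$ in $\mathcal C_A$ for every $n$. As $x_1=c_iz$ on $T(L(i))=P_n(i)$, this is (H).
\end{proof}

\section{Deformations of $\mathsf C_\Lambda$ and a formula for $\mathcal D^6$}\label{sec:deform}

From now on $\mathfrak g$ is simple and not simply laced. Then $w_0=-1$, so $i^*=i$ and $\varepsilon_k(\mathsf C_\Lambda)=\varepsilon_k^*(\mathsf C_\Lambda)=\langle h_k,\Lambda\rangle$. Let $r\in\{2,3\}$ be the lacing number. By homogeneity each $Q_{ij}$ with $i,j$ adjacent has only its two extreme terms. Replacing $x_ke(\nu)$ by $c_{\nu_k}^{-1}x_ke(\nu)$, and $\tau_ke(\nu)$ by $c_{\nu_k}\tau_ke(\nu)$ when $\nu_k=\nu_{k+1}$, gives new generators of the same algebras with $Q_{ij}(c_iu,c_jv)$ in place of $Q_{ij}(u,v)$. Choosing the $c_i\in\mathbf k^\times$ along the tree, starting from a short root so that no roots have to be extracted, we may assume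
\begin{equation}\label{eq:Qnorm}
Q_{ij}(u,v)\propto u-v\ \ (i,j\text{ adjacent, equal length}),\qquad Q_{ij}(u,v)\propto u-v^r\ \ (i\text{ long},\ j\text{ short, adjacent}),
\end{equation}
where $\propto$ means equality up to a factor in $\mathbf k^\times$. The invariance \eqref{eq:inv} behind the functor $T$ is now lost: for $r=2$, translating $v$ by $z$ and $u$ by $z^2$ changes $u-v^2$ by $-2vz$, which vanishes only in characteristic $2$. So we construct the deformations by hand.

\subsection{Left and right polynomials}

Let $A=\mathbf k[z]/(z^n)$, with $\deg z$ chosen as needed. A \emph{deformation} of a module $S$ over $R(\beta)$, or over a tensor product of such algebras, is a graded module $V$ over the algebra tensored with $A$, free of finite rank over $A$, with $V/zV\simeq S$. It has the same words as $S$. By Lemma~\ref{lem:inv}, deformations of $\mathsf C_\Lambda$ are invertible in $\mathcal C_A$.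

\begin{lemma}\label{lem:block}
\begin{itemize}
\item[(a)] If $V$ is a deformation of an absolutely simple module, then its ring of $A$-linear module endomorphisms is $A$.
\item[(b)] Let $U$ be a deformation of a simple module $S'\boxtimes L(k^m)$ over $B\otimes R(m\alpha_k)$, where $B$ is a tensor product of algebras $R(\gamma)$, and let $y_1,\dots,y_m$ be the variables of $R(m\alpha_k)$. Then $\prod_l(u-y_l)$ acts on $U$ as a homogeneous monic polynomial $a(u)\in A[u]$ of degree $m$ with $a\equiv u^m$ modulo $z$, and $a(y_l)=0$ on $U$. If $p\in A[u]$ is monic of degree $m$ and $p(y_1)=0$ or $p(y_m)=0$ on $U$, then $p=a$.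
\end{itemize}
\end{lemma}

\begin{proof}
(a) Use induction on $n$. An endomorphism $\varphi$ is a scalar $c$ modulo $z$. Then $\varphi-c$ maps $V$ to $zV\simeq V/z^{n-1}V$ and kills $z^{n-1}V$, so it defines an endomorphism of the deformation $V/z^{n-1}V$ over $A/(z^{n-1})$, which is some $a'$ by induction. Hence $\varphi=c+za'$.

(b) The coefficients are central, so they act by elements of $A$ by (a), which vanish modulo $z$ by (F2). Substituting $u=y_l$ gives $a(y_l)=0$. If $p\ne a$, write $p-a=z^sp'$ with $s<n$ and $p'\not\equiv0$ modulo $z$ of degree less than $m$. With $y=y_1$ or $y_m$ we have $z^sp'(y)=0$ on the free module $U$, so $p'(y)U\subset zU$. This contradicts the minimal polynomial $u^m$ of $y$ on $L(k^m)$.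
\end{proof}

Let $V$ be a deformation of a simple $R(\beta)$-module $S$ and $m=\varepsilon_k^*(S)$. By (F2), part (b) applies to $e(*,k^m)V$; the resulting polynomial is the \emph{right $k$-polynomial} of $V$. The \emph{left $k$-polynomial} is defined by $e(k^{m'},*)V$ with $m'=\varepsilon_k(S)$. If $V$, $V'$ and $V\circ_AV'$ have simple reductions, the right (left) $k$-polynomial of $V\circ_AV'$ is the product of those of $V$ and $V'$, by (F3) and the argument of Lemma~\ref{lem:null}.

\begin{lemma}\label{lem:kill}
Let $V$ be a deformation of a simple module $S$ with right $k$-polynomial $a$. Then $a(x_{\rm last})=0$ on all of $E_k^*V$.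
\end{lemma}

\begin{proof}
Let $m=\varepsilon_k^*(S)\ge1$ and suppose $U=a(x_{\rm last})E_k^*V\ne0$. It is an $R(\beta-\alpha_k)$-submodule. A simple submodule $\Sigma$ of $U$ lies in $z^sE_k^*V$ but not in $z^{s+1}E_k^*V$ for some $s$, so it embeds in $E_k^*S$ and is its socle. By (F2), $\varepsilon_k^*(\Sigma)=m-1$, so $0\ne e(*,k^{m-1})U=a(x_{\rm last})e(*,k^m)V$, against Lemma~\ref{lem:block}(b).
\end{proof}

We need the strand-reversing automorphism $\psi$ of $R(\beta)$: $x_k\mapsto x_{d+1-k}$, $\tau_k\mapsto-\tau_{d-k}$, $e(\nu)\mapsto e(\nu_d,\dots,\nu_1)$. The sign makes it respect the relations between $\tau_k$ and $x_l$ and the braid relation, whose right side \eqref{eq:braid} is symmetric in $x_k,x_{k+2}$. Twisting by $\psi$ exchanges left and right polynomials.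

\begin{lemma}[Classification of deformations]\label{lem:U}
Let $\Lambda=\sum_km_k\Lambda_k$, and let $a_k\in A[u]$ be homogeneous monic polynomials of degree $m_k$ with $a_k\equiv u^{m_k}$ modulo $z$, where $\deg u=(\alpha_k,\alpha_k)$. There is a deformation of $\mathsf C_\Lambda$ with right polynomials $a_k$, unique up to isomorphism and shift.
\end{lemma}

\begin{proof}
Let $\gamma=\Lambda-w_0\Lambda$ and let $R_a(\gamma)$ be the quotient of $A\otimes R(\gamma)$ by the two-sided ideal generated by the $a_k(x_{\rm last})e(*,k)$. Then $R_a(\gamma)/z=R^\Lambda(\gamma)$. The point is that $R_a(\gamma)$ is projective over $A$. The paper \cite{KK} works over a graded commutative base ring $\bigoplus_{s\ge0}\mathbf k_s$ with $\mathbf k_0$ a field, and with arbitrary monic homogeneous polynomials of degree $\langle h_k,\Lambda\rangle$ as cyclotomic relations. It proves that $R^\Lambda(\beta+\alpha_i)e(\beta,i)$ is a finitely generated projective right $R^\Lambda(\beta)$-module. We apply this with base ring $A$, exchanging the ends of the strands by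 $\psi$. As $R_a(\beta)$ is the direct sum over $i$ of such modules over $R_a(\beta-\alpha_i)$, and $R_a(0)=A$, induction on the height shows that $R_a(\gamma)$ is finitely generated projective over $A$.

Let $P$ be the projective cover of $\mathsf C_\Lambda$ over $R_a(\gamma)$. It is projective over the local ring $A$, hence free, and $P/zP$ is a projective $R^\Lambda(\gamma)$-module with head $\mathsf C_\Lambda$, so $P/zP\simeq\mathsf C_\Lambda$ by (F5). Since $a_k(x_{\rm last})$ kills $e(*,k)P$, the right polynomials of $P$ are the $a_k$ by Lemma~\ref{lem:block}(b). Conversely, a deformation $V$ with right polynomials $a_k$ is an $R_a(\gamma)$-module by Lemma~\ref{lem:kill}. The map $P\to\mathsf C_\Lambda=V/zV$ lifts to $P\to V$, which is surjective because $z$ is nilpotent, and the ranks agree.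
\end{proof}

\subsection{The signs $\sigma_i$}

For $y\in A$ homogeneous of degree $(\alpha_i,\alpha_i)$ let $\hat L(i)_y$ be the $A\otimes R(\alpha_i)$-module $A$ with $x_1=y$, and let $\hat{\mathsf C}_i(y)$ be the deformation of $\mathsf C_i$ with right $i$-polynomial $u-y$. Since $\varepsilon_k(\mathsf C_i)=\varepsilon^*_k(\mathsf C_i)=\delta_{ki}$, every word of $\mathsf C_i$ begins and ends with a single letter $i$, and on $\hat{\mathsf C}_i(y)$ we have $x_{\rm last}=y$ while $x_1$ acts by an element of $A$. If $\deg z=(\alpha_i,\alpha_i)$, $y=z$ and $n\geq2$, homogeneity gives $x_1=\sigma_iz$ with $\sigma_i\in\mathbf k$. Base change along a graded homomorphism $z\mapsto y$ preserves freeness and transports polynomials, so Lemma~\ref{lem:U} shows that $\sigma_i$ does not depend on $n$ and that $\hat{\mathsf C}_i(y)$ has left $i$-polynomial $u-\sigma_iy$ for all $A$ and $y$.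

\begin{example}[Type $B_2$]\label{ex:B2}
Let $\alpha_2$ be short. Then $2\Lambda_2=\alpha_1+2\alpha_2$, the only word that begins and ends with $2$ is the extremal word $(2,1,2)$, and $\mathsf C_2$ is one-dimensional. So $\hat{\mathsf C}_2(z)=A$ with $\tau_1=\tau_2=0$ and $x_3=z$. With $Q_{21}(u,v)\propto u^2-v$, the relation for $\tau_2^2$ gives $x_2=z^2$, and the braid relation gives $0=(x_1^2-x_3^2)/(x_1-x_3)=x_1+x_3$. Hence $x_1=-z$ and $\sigma_2=-1$.
\end{example}

\begin{lemma}\label{lem:sq}
$\psi^*\hat{\mathsf C}_i(z)\simeq\hat{\mathsf C}_i(\sigma_iz)$, and $\sigma_i^2=1$.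
\end{lemma}

\begin{proof}
The simple module $\psi^*\mathsf C_i$ has $\varepsilon_k^*=\delta_{ki}$, so it is an $R^{\Lambda_i}$-module by Lemma~\ref{lem:kill} with $n=1$, and $\psi^*\mathsf C_i\simeq\mathsf C_i$ by (F5). The deformation $\psi^*\hat{\mathsf C}_i(z)$ has right polynomial $u-\sigma_iz$, which gives the isomorphism by Lemma~\ref{lem:U}. Its left polynomial is $u-z$, and that of $\hat{\mathsf C}_i(\sigma_iz)$ is $u-\sigma_i^2z$.
\end{proof}

Fix $i$ and put $\hat{\mathsf M}_1(y)=E_i^*\hat{\mathsf C}_i(y)$ and $\hat{\mathsf M}_2(y)=E_i\hat{\mathsf C}_i(y)$. These are deformations of $\mathsf M_1=E_i^*\mathsf C_i$ and $\mathsf M_2=E_i\mathsf C_i$, which are simple by (F2). As modules over the parabolic subalgebras, $e(*,i)\hat{\mathsf C}_i(y)=\hat{\mathsf M}_1(y)\otimes_A\hat L(i)_y$ and $e(i,*)\hat{\mathsf C}_i(y)=\hat L(i)_{\sigma_iy}\otimes_A\hat{\mathsf M}_2(y)$. The adjunction between induction and restriction gives maps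
\begin{equation}\label{eq:pairs}
\hat{\mathsf M}_1(y)\circ_A\hat L(i)_y\to\hat{\mathsf C}_i(y),\qquad\hat L(i)_{\sigma_iy}\circ_A\hat{\mathsf M}_2(y)\to\hat{\mathsf C}_i(y),
\end{equation}
which are nonzero modulo $z$. By Lemma~\ref{lem:pair},
\begin{equation}\label{eq:D1}
\mathcal D(\hat L(i)_y)\simeq\hat{\mathsf C}_i(y)^{-1}\circ_A\hat{\mathsf M}_1(y),\qquad\mathcal D(\hat{\mathsf M}_2(y))\simeq\hat{\mathsf C}_i(y)^{-1}\circ_A\hat L(i)_{\sigma_iy}.
\end{equation}

The braiders are not available for deformed $\mathsf C_\Lambda$, so the commutations that we need require a proof.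

\begin{lemma}[Commutation]\label{lem:C}
Let $V,V'$ be deformations of $\mathsf C_\Lambda,\mathsf C_{\Lambda'}$. Then $V\circ_AV'\simeq V'\circ_AV$, and $V\circ_A\hat L(i)_y\simeq\hat L(i)_y\circ_AV$ in $\mathcal C_A$.
\end{lemma}

\begin{proof}
Both $V\circ_AV'$ and $V'\circ_AV$ are deformations of $\mathsf C_{\Lambda+\Lambda'}$ with the same right polynomials, so Lemma~\ref{lem:U} gives the first claim. For the second we show that $V$ commutes with $\hat{\mathsf M}_1(y)$ and then dualize. Let $W=V\circ_A\hat{\mathsf C}_i(y)\simeq\hat{\mathsf C}_i(y)\circ_AV$, and let $a$ be the right $i$-polynomial of $V$, of degree $m=\langle h_i,\Lambda\rangle$. By Lemma~\ref{lem:kill}, $a(x_{\rm last})$ kills $E_i^*V$. By (F3), applied to the two descriptions of $W$, the module $E_i^*W$ has a submodule $V\circ_A\hat{\mathsf M}_1(y)$ whose quotient $E_i^*V\circ_A\hat{\mathsf C}_i(y)$ is killed by $a(x_{\rm last})$, and a submodule $\hat{\mathsf C}_i(y)\circ_AE_i^*V$ killed by $a(x_{\rm last})$ whose quotient is $\hat{\mathsf M}_1(y)\circ_AV$. So $a(x_{\rm last})$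 factors as
\[
E_i^*W\twoheadrightarrow\hat{\mathsf M}_1(y)\circ_AV\xrightarrow{\ g\ }V\circ_A\hat{\mathsf M}_1(y)\hookrightarrow E_i^*W .
\]
Modulo $z$ the composite is $x_{\rm last}^m$ on $E_i^*(\mathsf C_\Lambda\circ\mathsf C_i)$, which is nonzero by (F2) because $\varepsilon_i^*(\mathsf C_\Lambda\circ\mathsf C_i)=m+1$. Thus $g$ reduces to a nonzero map $\mathsf M_1\circ\mathsf C_\Lambda\to\mathsf C_\Lambda\circ\mathsf M_1$ of simple modules, and $g$ is an isomorphism because both sides are free of the same rank. Hence $V$ commutes with $D=\hat{\mathsf C}_i(y)^{-1}\circ_A\hat{\mathsf M}_1(y)\simeq\mathcal D(X)$, where $X=\hat L(i)_y$. By Corollary~\ref{cor:dual}, $\mathcal D(V^{-1}\circ_AX\circ_AV)\simeq V^{-1}\circ_AD\circ_AV\simeq D\simeq\mathcal D(X)$, and so $V^{-1}\circ_AX\circ_AV\simeq X$.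
\end{proof}

\subsection{The dual of $\hat{\mathsf M}_1$}\label{ssec:V}

The formulas \eqref{eq:D1} are the first and the third step of $\mathcal D^3$. The middle step needs a pairing of $\hat{\mathsf M}_2$ with $\hat{\mathsf M}_1$. Fix $i$, let $\deg z=(\alpha_i,\alpha_i)$, and put $\mu=2\Lambda_i-\alpha_i=\sum_{k\ne i}(-a_{ki})\Lambda_k\in\mathsf P_+$. Modulo $z$ the pairing comes from \eqref{eq:D3}, but nothing says that it lifts. We therefore deform its kernel, which has an explicit description, and define the target as the cokernel. Note that the words of $\mathsf C_i$ have length at least $2$, because $2\Lambda_i\ne\alpha_i$; so the words of $\mathsf M_1$ begin with $i$ and those of $\mathsf M_2$ end with $i$.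

\begin{lemma}\label{lem:len2}
The module $\mathsf M_2\circ\mathsf M_1$ has length $2$, and $\mathsf C_\mu$ is a quotient of it in $\mathcal C$.
\end{lemma}

\begin{proof}
By \eqref{eq:D1} with $n=1$, $\mathsf M_1\simeq\mathsf C_i\circ\mathcal DL(i)$ and $\mathcal D\mathsf M_2\simeq\mathsf C_i^{-1}\circ L(i)$. By \eqref{eq:D3} and (F1d),
\[
\mathcal D^2\mathsf M_1\simeq\mathsf C_i\circ\mathcal D^3L(i)\simeq L(i)\circ\mathsf C_{\Lambda_i-\alpha_i}\simeq\mathsf C_\mu\circ\mathsf C_i^{-1}\circ L(i)\simeq\mathcal D(\mathsf M_2\circ\mathsf C_{-\mu}),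
\]
so $\mathcal D\mathsf M_1\simeq\mathsf M_2\circ\mathsf C_{-\mu}$, and the evaluation gives a nonzero morphism $\mathsf M_2\circ\mathsf M_1\to\mathsf C_\mu$. It also follows that $\mathsf M_2\circ\mathsf M_1$ has the same length as $\mathcal D\mathsf M_1\circ\mathsf M_1\simeq\mathcal D^2L(i)\circ\mathcal DL(i)\simeq\mathcal D(L(i)\circ\mathcal DL(i))$, hence as $L(i)\circ\mathsf M_1$.

We apply (F4) to $S=\mathsf M_1$. We have $\varepsilon_i^*(\mathsf M_1)=0$ since $\varepsilon_i^*(\mathsf C_i)=1$; $\varepsilon_i(\mathsf M_1)=1$ since its words begin with $i$ and $\varepsilon_i(\mathsf M_1)\le\varepsilon_i(\mathsf C_i)=1$; and $\langle h_i,\operatorname{wt}\mathsf M_1\rangle=\langle h_i,-2\Lambda_i+\alpha_i\rangle=0$. So $\mathbf r'\mathbf r=\mathbf r\mathbf r'$ has degree $(\alpha_i,\alpha_i)$ and equals $cx$ with $c\in\mathbf k^\times$. Let bars denote reduction modulo $x$. Then $\bar{\mathbf r}\,\bar{\mathbf r}'=0$. Conversely, if $\bar{\mathbf r}(\bar v)=0$, then $\mathbf r(v)=xw$ for some $w$, so $cxv=x\,\mathbf r'(w)$, and $cv=\mathbf r'(w)$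 because $R(\alpha_i)\circ\mathsf M_1$ is free over $\mathbf k[x]$. Thus $\ker\bar{\mathbf r}=\operatorname{im}\bar{\mathbf r}'$, and both $\operatorname{im}\bar{\mathbf r}$ and $\operatorname{im}\bar{\mathbf r}'$ are simple.
\end{proof}

\begin{proposition}\label{prop:V}
There is a deformation $V_i(z)$ of $\mathsf C_\mu$ with a surjection $\hat{\mathsf M}_2(z)\circ_A\hat{\mathsf M}_1(z)\to V_i(z)$. Its left and right $i$-polynomials are $1$. For $k\ne i$ its right and left $k$-polynomials are the monic multiples of $Q_{ki}(u,z)$ and of $Q_{ki}(u,\sigma_iz)$.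
\end{proposition}

\begin{proof}
We drop the argument $z$. Let $\hat{\mathsf N}=E_i\hat{\mathsf M}_1$, a deformation of $\mathsf N=E_i\mathsf M_1$, which is simple because $\varepsilon_i(\mathsf M_1)=1$. On $e(i,*)\hat{\mathsf M}_1$ we have $x_1=\sigma_iz$, so adjunction gives $\pi\colon\hat L(i)_{\sigma_iz}\circ_A\hat{\mathsf N}\to\hat{\mathsf M}_1$. Coinduction is right adjoint to restriction, and $\operatorname{Coind}(X\otimes Y)\simeq\operatorname{Ind}(Y\otimes X)$ naturally \cite{LV}; both functors are exact, so the same holds for $\otimes_A$. This gives $\iota\colon\hat{\mathsf C}_i\to\hat{\mathsf M}_2\circ_A\hat L(i)_{\sigma_iz}$. Both maps are adjoint to identity maps, so their reductions $\bar\pi$, $\bar\iota$ are nonzero. Put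
\[
\kappa=(\hat{\mathsf M}_2\circ_A\pi)(\iota\circ_A\hat{\mathsf N})\colon\ \hat{\mathsf C}_i\circ_A\hat{\mathsf N}\to\hat{\mathsf M}_2\circ_A\hat{\mathsf M}_1 .
\]
To see that $\bar\kappa\ne0$ we use rigidity. In $\mathcal C$, $\bar\pi$ corresponds to a nonzero morphism $\tilde\pi\colon L(i)\to\mathsf M_1\circ\mathcal D\mathsf N$, which is a monomorphism since $L(i)$ is simple; $\bar\iota$ is a monomorphism since $\mathsf C_i$ is simple. The adjoint of $\bar\kappa$ is $(\mathsf M_2\circ\tilde\pi)\bar\iota$, a monomorphism by exactness of $\circ$. So $\bar\kappa\ne0$. As $\mathsf C_i\circ\mathsf N$ is simple, $\bar\kappa$ is injective, and its cokernel $S$ is simple by Lemma~\ref{lem:len2}.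

The composition factor $\mathsf C_\mu$ of $\mathsf M_2\circ\mathsf M_1$ in $\mathcal C$ is not $\simeq\mathsf C_i\circ\mathsf N$, by (F1b) and the additivity of $\varepsilon_i^*$, since $\varepsilon_i^*(\mathsf C_\mu)=0<\varepsilon_i^*(\mathsf C_i\circ\mathsf N)$. So $S\simeq\mathsf C_\mu$ in $\mathcal C$, hence $\mathsf C_\Lambda\circ S\simeq\mathsf C_\Lambda\circ\mathsf C_\mu$ in $R\text{-gmod}$ for some $\Lambda$. Canceling the class of $\mathsf C_\Lambda$ in the domain $K(R\text{-gmod})$ gives $S\simeq\mathsf C_\mu$ as modules. A map of free $A$-modules that is injective modulo $z$ is split injective over $A$, so $V_i(z)=\operatorname{coker}\kappa$ is free over $A$ with reduction $S$.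

The $i$-polynomials are $1$ because $\langle h_i,\mu\rangle=0$. Let $k\ne i$. Since $E_k^*\hat{\mathsf M}_2=0$, (F3) shows that $E_k^*V_i(z)$ is a quotient of $\hat{\mathsf M}_2\circ_AE_k^*\hat{\mathsf M}_1$, with $x_{\rm last}$ acting through $E_k^*\hat{\mathsf M}_1=e(*,k,i)\hat{\mathsf C}_i$. On this space the generator $\tau$ exchanging the last two strands lands in $e(*,i,k)\hat{\mathsf C}_i=0$, so its square $Q_{ki}(x,z)$ vanishes, where $x$ is the variable at the letter $k$. The polynomial $Q_{ki}(u,z)$ has degree $-a_{ki}=\langle h_k,\mu\rangle$ in $u$, with leading coefficient in $\mathbf k^\times$, so Lemma~\ref{lem:block}(b) identifies the right $k$-polynomial. At the other end, $E_k\hat{\mathsf M}_1=0$, so $E_kV_i(z)$ is a quotient of $E_k\hat{\mathsf M}_2\circ_A\hat{\mathsf M}_1$; on $E_k\hat{\mathsf M}_2=e(i,k,*)\hat{\mathsf C}_i$ the generator $\tau_1$ lands in $e(k,i,*)\hat{\mathsf C}_i=0$, so $Q_{ik}(\sigma_iz,x)=Q_{ki}(x,\sigma_iz)=0$.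
\end{proof}

\begin{corollary}\label{cor:factor}
$V_i(z)$ is the product over $A$, for $k$ adjacent to $i$, of the deformations $W_k$ of $\mathsf C_{-a_{ki}\Lambda_k}$ with right $k$-polynomial $\propto Q_{ki}(u,z)$. We have $W_k=\hat{\mathsf C}_k(z)$ if $\alpha_i,\alpha_k$ have equal length, and $W_k=\hat{\mathsf C}_k(z^r)$ if $\alpha_k$ is long and $\alpha_i$ is short. Moreover
\begin{equation}\label{eq:sigma}
\sigma_k=\sigma_i\ \ (i,k\text{ adjacent, equal length}),\qquad\sigma_k=\sigma_i^{\,r}\ \ (k\text{ long},\ i\text{ short, adjacent}).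
\end{equation}
\end{corollary}

\begin{proof}
The product and $V_i(z)$ are deformations of $\mathsf C_\mu$ with the same right polynomials, so Lemma~\ref{lem:U} applies, and \eqref{eq:Qnorm} identifies $W_k$ in the two cases. Only $W_k$ contributes to the left $k$-polynomial. Taking $n>r$ and comparing with Proposition~\ref{prop:V} gives $u-\sigma_kz=u-\sigma_iz$ in the first case and $u-\sigma_kz^r=u-(\sigma_iz)^r$ in the second.
\end{proof}

\subsection{The formula for $\mathcal D^6$ and the role of the signs}

We write products for $\circ_A$, keep $\deg z=(\alpha_i,\alpha_i)$, and put $G_i(z)=V_i(z)\,\hat{\mathsf C}_i(z)^{-2}$, an invertible object with reduction $\mathsf C_{-\alpha_i}$. By Proposition~\ref{prop:V} and Lemma~\ref{lem:pair}, $\mathcal D(\hat{\mathsf M}_1)\simeq V_i^{-1}\hat{\mathsf M}_2$. With \eqref{eq:D1} and Corollary~\ref{cor:dual} we get $\mathcal D^2(\hat L(i)_z)\simeq\mathcal D(\hat{\mathsf M}_1)\,\hat{\mathsf C}_i\simeq V_i^{-1}\hat{\mathsf M}_2\hat{\mathsf C}_i$, and then, using Lemma~\ref{lem:C} in the last step,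
\begin{equation}\label{eq:hatD3}
\mathcal D^3(\hat L(i)_z)\simeq\hat{\mathsf C}_i^{-1}\mathcal D(\hat{\mathsf M}_2)V_i\simeq\hat{\mathsf C}_i^{-2}\,\hat L(i)_{\sigma_iz}\,V_i\simeq\hat L(i)_{\sigma_iz}\circ_AG_i(z).
\end{equation}
This is the deformation of \eqref{eq:D3}. For $\sigma=\pm1$ the functor $(X,z_X)\mapsto(X,\sigma z_X)$ is a monoidal autoequivalence of $\mathcal C_A$ that commutes with $\mathcal D$. It sends $\hat L(i)_y$ to $\hat L(i)_{\sigma y}$ for $y=\pm z$ and $\hat{\mathsf C}_i(z)$ to $\hat{\mathsf C}_i(\sigma z)$; let $V_i(\sigma z)$, $G_i(\sigma z)$ be the images of $V_i(z)$, $G_i(z)$. Applying it to \eqref{eq:hatD3} with $\sigma=\sigma_i$ gives $\mathcal D^3(\hat L(i)_{\sigma_iz})\simeq\hat L(i)_z\,G_i(\sigma_iz)$, by Lemma~\ref{lem:sq}. With Corollary~\ref{cor:dual} and Lemma~\ref{lem:C},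
\begin{equation}\label{eq:hatD6}
\mathcal D^6(\hat L(i)_z)\simeq G_i(z)^{-1}\mathcal D^3(\hat L(i)_{\sigma_iz})\simeq\hat L(i)_z\circ_AG_i(\sigma_iz)\circ_AG_i(z)^{-1}\quad\text{in }\mathcal C_A,
\end{equation}
for every $n\ge1$.

\begin{proposition}\label{prop:signs}
For $\mathfrak g$ simple and not simply laced, the conjecture holds if and only if $\sigma_i=1$ in $\mathbf k$ for all $i$. In particular it holds if $\operatorname{char}\mathbf k=2$.
\end{proposition}

\begin{proof}
Note that $\hat L(i)_z=P_n(i)$ with $x_1=z$. If all $\sigma_i=1$, then \eqref{eq:hatD6} is (H), and Theorem~\ref{thm:criterion} applies. In characteristic $2$, $\sigma_i^2=1$ forces $\sigma_i=1$.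

Suppose $\sigma_i=-1\ne1$, take $n\ge2$, and suppose that the conjecture holds. Then (H), \eqref{eq:hatD6} and Lemma~\ref{lem:C} give an isomorphism $\bar g\colon Y_1\simeq Y_2$ in $\mathcal C_A$, where
\[
Y_1=\hat L(i)_z\,V_i(-z)\,\hat{\mathsf C}_i(z)^2,\qquad Y_2=\hat L(i)_z\,V_i(z)\,\hat{\mathsf C}_i(-z)^2
\]
are deformations of the simple module $L(i)\circ\mathsf C_{\mu+2\Lambda_i}$. A representative $g\colon\mathsf C_\Lambda\circ Y_1\to Y_2\circ\mathsf C_\Lambda$ is an isomorphism of $R$-modules. It is $A$-linear, because $\Phi(g)=(\bar g\circ\mathsf C_\Lambda)\Phi(R_{\mathsf C_\Lambda}(Y_1))$ is and $\Phi$ is faithful. Compare left $i$-polynomials, with $l=\langle h_i,\Lambda\rangle$. The factors $A\otimes\mathsf C_\Lambda$, $\hat L(i)_z$, $V_i(\pm z)$, $\hat{\mathsf C}_i(\pm z)$ contribute $u^l$, $u-z$, $1$, $u\pm z$, so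
\[
u^l(u-z)(u+z)^2=u^l(u-z)(u-z)^2 .
\]
The coefficients of $u^{l+2}$ give $z=-3z$, so $4z=0$ in $A$. This is impossible since $\operatorname{char}\mathbf k\ne2$.
\end{proof}

\section{Computing the signs}\label{sec:signs}

\begin{proposition}\label{prop:values}
For long roots $\sigma_k=1$. For short roots $\sigma_k=(-1)^{\ell-1}$ in type $B_\ell$ $(\ell\ge2)$, $\sigma_k=-1$ in types $C_\ell$ $(\ell\ge3)$ and $F_4$, and $\sigma_k=1$ in type $G_2$.
\end{proposition}

The short nodes form a connected subdiagram and so do the long nodes. By \eqref{eq:sigma} it suffices to find $\sigma_i$ for one short node $i$: the long nodes then have sign $\sigma_i^2=1$ if $r=2$, and $\sigma_i^3=\sigma_i$ in type $G_2$. Let $\deg z=(\alpha_i,\alpha_i)$ and let $n$ be large. As in Example~\ref{ex:B2} we follow the variables along an extremal word $\nu$ of $\mathsf C_i$, from $x_{\rm last}=z$ to $x_1=\sigma_iz$. By (F5) and Lemma~\ref{lem:block}, the variable at a letter of multiplicity one acts on $e(\nu)\hat{\mathsf C}_i(z)$ by an element of $A$, its \emph{value}.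 Call a word \emph{absent} if it is not a word of $\mathsf C_i$. A word is absent if it does not begin and end with a single letter $i$, or if for some suffix the weight $\Lambda_i-(\text{sum of the suffix})$, which we call the weight of the suffix, is not a weight of $V(\Lambda_i)$. Two rules hold on $e(\nu)\hat{\mathsf C}_i(z)$ for any word $\nu$.
\begin{itemize}
\item[($\tau$)] If $\nu_k\ne\nu_{k+1}$ and $s_k\nu$ is absent, then $Q_{\nu_k\nu_{k+1}}(x_k,x_{k+1})=0$, because $\tau_ke(\nu)$ acts by $0$.
\item[(br)] If $(\nu_k,\nu_{k+1},\nu_{k+2})=(a,b,a)$ with $a\neq b$ and the words with $(b,a,a)$ and $(a,a,b)$ in these positions are absent, then the expression \eqref{eq:braid} is $0$, because $\tau_ke(\nu)$ and $\tau_{k+1}e(\nu)$ act by $0$. For $a$ short and $b$ long this reads $x_k+x_{k+2}=0$ if $r=2$, and $x_k^2+x_kx_{k+2}+x_{k+2}^2=0$ if $r=3$.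
\end{itemize}
In types $B$ and $C$, $\mathbf e_1,\dots,\mathbf e_\ell$ is the standard basis and $\alpha_k=\mathbf e_k-\mathbf e_{k+1}$ for $k<\ell$.

\subsection{Type $B_\ell$}

Here $\alpha_\ell=\mathbf e_\ell$ is short, $i=\ell$, and the weights of $V(\Lambda_\ell)$ are the vectors with all coordinates $\pm\frac12$. Take
\[
\nu=[\ell,\ell-1,\dots,1]\,[\ell,\dots,2]\cdots[\ell,\ell-1]\,[\ell].
\]
Before the block $[\ell,\dots,k]$ is applied, the coordinates $k+1,\dots,\ell$ are negative and the others positive; the reflections $s_k,\dots,s_{\ell-1}$ move the positive sign from place $k$ to place $\ell$, and $s_\ell$ reverses it. So $\nu$ is extremal with all multiplicities one. Two consecutive letters $\ell$ are separated by one letter $\ell-1$ followed by letters $\le\ell-2$. The crossing of $\ell$ with a letter $\le\ell-2$ is invertible, since its square is a nonzero constant, and it carries the variables along with the strands. Moving the right letter $\ell$ to the left through these letters yields a word with subword $(\ell,\ell-1,\ell)$ and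 the same values. Words containing $(\ell,\ell)$ are absent, since $\omega$ and $\omega-2\mathbf e_\ell$ cannot both be weights. By (br), consecutive values at the letters $\ell$ are negatives of each other. There are $\ell$ such letters, the last has value $z$, and the first is at position $1$. So $\sigma_\ell=(-1)^{\ell-1}$.

\subsection{Type $C_\ell$}

Here $\alpha_\ell=2\mathbf e_\ell$ is long, $i=1$, $\Lambda_1=\mathbf e_1$, and the weights of $V(\Lambda_1)$ are the $\pm\mathbf e_k$. The path $\mathbf e_1\to\cdots\to\mathbf e_\ell\to-\mathbf e_\ell\to\cdots\to-\mathbf e_1$ gives $\nu=(1,2,\dots,\ell-1,\ell,\ell-1,\dots,2,1)$, with all multiplicities one. Read from the right. The value at $1$ is $z$. For $2\le k\le\ell-1$, exchanging $k$ with $k-1$ produces the suffix $(k,k-2,\dots,1)$ of weight $\mathbf e_{k-1}-\mathbf e_k+\mathbf e_{k+1}$, so the word is absent and ($\tau$) gives the value $z$ at $k$. At $(\ell-1,\ell,\ell-1)$ the two words in (br) have suffixes $(\ell-1,\ell-1,\ell-2,\dots,1)$ and $(\ell,\ell-2,\dots,1)$, of weights $2\mathbf e_\ell-\mathbf e_{\ell-1}$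 and $\mathbf e_{\ell-1}-2\mathbf e_\ell$. Both are absent, so the value at the left letter $\ell-1$ is $-z$. In the left half, for $k\le\ell-2$, exchanging $k$ with $k+1$ produces the suffix $(k,k+2,\dots)$ of weight $-\mathbf e_{k+2}-\mathbf e_k+\mathbf e_{k+1}$, so ($\tau$) gives the value $-z$ at $\ell-2,\dots,1$. Hence $\sigma_1=-1$.

\subsection{Type $G_2$}

Let $\alpha_2$ be short and $i=2$, so $a_{12}=-1$, $a_{21}=-3$ and $\Lambda_2=\alpha_1+2\alpha_2$. The path $\alpha_1+2\alpha_2\to\alpha_1+\alpha_2\to\alpha_2\to-\alpha_2\to-\alpha_1-\alpha_2\to-\alpha_1-2\alpha_2$ gives $\nu=(2,1,2,2,1,2)$, where the middle block has multiplicity $2$. Words that end in $(2,2)$ or $1$, or begin with $(2,2)$ or $1$, are absent. So (br) applies at positions $4,5,6$ and at positions $1,2,3$, and with $x_6=z$, $x_1=\sigma_2z$ it gives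
\[
x_4^2+zx_4+z^2=0,\qquad x_3^2+\sigma_2zx_3+\sigma_2^2z^2=0 .
\]
By Lemma~\ref{lem:block}(b) for the middle block, $(u-x_3)(u-x_4)$ equals both $u^2+zu+z^2$ and $u^2+\sigma_2zu+\sigma_2^2z^2$. Hence $\sigma_2=1$ over every field.

\subsection{Type $F_4$}

Let $\alpha_1,\alpha_2$ be long, $\alpha_3,\alpha_4$ short, and $i=4$. In characteristic $2$ there is nothing to prove, by Lemma~\ref{lem:sq}, so let $\operatorname{char}\mathbf k\ne2$. Write $abcd$ for $a\alpha_1+b\alpha_2+c\alpha_3+d\alpha_4$; then $\Lambda_4=1232$. The weights of $V(\Lambda_4)$ are $0$ and the short roots, which are, up to sign, $0010$, $0001$, $0011$, $0110$, $0111$, $0121$, $1110$, $1111$, $1121$, $1221$, $1231$, $1232$. Consider the path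
\[
1232\to1231\to1221\to1121\to1111\to1110\to0110\to0010\to-0010\to-0110\to\cdots\to-1232,
\]
whose second half is the negative of the first, reversed. If $\omega$ and $\omega-\alpha_k$ have the same length then $\langle h_k,\omega\rangle=1$, so all steps have multiplicity one except $0010\to-0010$, and we obtain the palindromic extremal word
\[
\nu=(4,3,2,3,4,1,2,3,3,2,1,4,3,2,3,4).
\]
Read from the right. At position $16$ the value is $z$. At position $15$ it is $z$ by ($\tau$), since words ending in $3$ are absent. At positions $13,14,15$ the words in (br) have suffixes $(3,3,4)$ and $(2,4)$, of weights $1211$ and $1131$, so they are absent and the value at position $13$ is $-z$. Exchanging positions $12,13$ produces the suffix $(4,2,3,4)$ of weight $1120$, so the value at position $12$ is $-z$ by ($\tau$). By Lemma~\ref{lem:sq} and the symmetry of $\nu$, the values at positions $1$ and $5$ are $\sigma_4z$ and $-\sigma_4z$. Thus the values at the four letters $4$ add up to $0$.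

Instead of continuing through the middle of the word, we feed this sum into \eqref{eq:hatD3}. Let $\mathbf p=\sum_{\nu'}\sum_{l:\nu'_l=4}x_le(\nu')$, a central element of $R(\beta)$ of degree $\deg z$. It acts as a natural endomorphism $\mathbf p(M)$ of every module, with $\mathbf p(M\circ N)=\mathbf p(M)\circ1+1\circ\mathbf p(N)$, and $\mathbf p(\mathsf C_\Lambda)=0$ because it is an endomorphism of positive degree of a simple module.

\begin{lemma}\label{lem:p}
The endomorphism $\mathbf p$ extends to a natural endomorphism of the identity functor of $\mathcal C$ with $\mathbf p(X\circ Y)=\mathbf p(X)\circ1+1\circ\mathbf p(Y)$ and $\mathbf p(\mathcal DX)=-\mathcal D(\mathbf p(X))$.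
\end{lemma}

\begin{proof}
Let $g$ represent $\bar g\colon\Phi M\to\Phi N$, so $g=(\bar g\circ\mathsf C)r$ with $\mathsf C=\mathsf C_\Lambda$, $r=R_{\mathsf C}(M)$. Naturality for $g$ and $r$, with $\mathbf p(\mathsf C)=0$, gives $(\mathbf p(N)\circ\mathsf C)g=g(\mathsf C\circ\mathbf p(M))$ and $r(\mathsf C\circ\mathbf p(M))=(\mathbf p(M)\circ\mathsf C)r$. Hence $(\mathbf p(N)\bar g\circ\mathsf C)r=(\bar g\,\mathbf p(M)\circ\mathsf C)r$, and $\mathbf p(N)\bar g=\bar g\,\mathbf p(M)$. For $X$ with $X\circ\mathsf C_\Lambda\simeq\Phi M$ define $\mathbf p(X)$ by $\mathbf p(X)\circ\mathsf C_\Lambda=\mathbf p(M)$. This does not depend on the identification by what we just showed, nor on $\Lambda$ since $\mathbf p(M\circ\mathsf C_{\Lambda'})=\mathbf p(M)\circ\mathsf C_{\Lambda'}$, and it is natural. If also $Y\circ\mathsf C_{\Lambda'}\simeq\Phi N$, then $X\circ Y\circ\mathsf C_{\Lambda'}\circ\mathsf C_\Lambda\simeq X\circ\Phi N\circ\mathsf C_\Lambda\simeq X\circ\mathsf C_\Lambda\circ\Phi N\simeq\Phi(M\circ N)$, where the middle isomorphism is natural in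 $N$ by (F1d); this gives additivity. Finally $\mathbf p(\mathbf 1)=0$, so naturality for $\mathrm{ev}$ gives $\mathrm{ev}(\mathbf p(\mathcal DX)\circ1)=-\mathrm{ev}(1\circ\mathbf p(X))=-\mathrm{ev}(\mathcal D(\mathbf p(X))\circ1)$.
\end{proof}

So if $\mathbf p$ acts on $X,Y\in\mathcal C_A$ by elements $a,a'\in A$, it acts on the quotient $X\circ_AY$ of $X\circ Y$ by $a+a'$ and on $\mathcal DX$ by $-a$; by Corollary~\ref{cor:dual} it acts on $X^{-1}$ by $-a$ if $X$ is invertible. By Lemma~\ref{lem:block}(a) and homogeneity, $\mathbf p$ acts on $\hat{\mathsf C}_k(z)$ by $p_kz$ with $p_k\in\mathbf k$, for $k=3,4$. Restricting to $e(\nu)\hat{\mathsf C}_4(z)$ gives $p_4=0$. Over $\mathbf k[y]/(y^{n'})$ with $\deg y=2\deg z$, the element $\mathbf p$ acts on $\hat{\mathsf C}_2(y)$ by an element of degree $\frac12\deg y$, hence by $0$; by base change it acts by $0$ on $\hat{\mathsf C}_2(z^2)$. By Corollary~\ref{cor:factor}, $V_4(z)\simeq\hat{\mathsf C}_3(z)$ and $V_3(z)\simeq\hat{\mathsf C}_4(z)\circ_A\hat{\mathsf C}_2(z^2)$. On $\hat L(4)_y$ the element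 $\mathbf p$ acts by $y$, and on $\hat L(3)_y$ by $0$. Evaluating $\mathbf p$ on both sides of \eqref{eq:hatD3}, on which $A$ acts faithfully, gives
\[
-1=\sigma_4+p_3-2p_4\quad(i=4),\qquad 0=p_4-2p_3\quad(i=3).
\]
Since $p_4=0$ and $\operatorname{char}\mathbf k\ne2$, we get $p_3=0$ and $\sigma_4=-1$. This completes the proof of Proposition~\ref{prop:values}. \qed

\subsection{Proof of Theorem~\ref{thm:class}}

In types $A_\ell$ $(\ell\ge2)$, $D_{2m+1}$, $E_6$ the conjecture fails over every field by Theorem~\ref{thm:false}. In types $A_1$, $D_{2m}$, $E_7$, $E_8$ it holds over every field by Corollary~\ref{cor:sl}. In the remaining types Propositions~\ref{prop:signs} and~\ref{prop:values} apply: all signs are $1$ in types $B_{2m+1}$ and $G_2$, while in types $B_{2m}$, $C_\ell$ $(\ell\ge3)$ and $F_4$ the short roots have sign $-1$, which equals $1$ exactly when $\operatorname{char}\mathbf k=2$. \qed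

\begin{thebibliography}{9}

\bibitem{KK} Kang and Kashiwara, Invent. Math. (2012).

\bibitem{KKKO} Kang, Kashiwara, Kim and Oh, JAMS (2018).

\bibitem{KKOPs} Kashiwara, Kim, Oh and Park, \emph{Monoidal categories associated with strata of flag manifolds}.

\bibitem{KKOP1} Masaki Kashiwara, Myungho Kim, Se-jin Oh and Euiyong Park, \emph{Localizations for quiver Hecke algebras}, arXiv:1901.09319 (2019).

\bibitem{KKOP2} Kashiwara, Kim, Oh and Park, \emph{Localizations for quiver Hecke algebras II}.

\bibitem{KL} Khovanov and Lauda, I.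

\bibitem{LV} Lauda and Vazirani, Adv. Math. (2011).

\end{thebibliography}
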